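\title{The sharp $\ell^p$ range of the Waring--Goldbach maximal function in high dimensions}

\begin{abstract}
Let $k\ge2$, and let $A_\lambda$ be the average on $\mathbb Z^n$ over the prime solutions of $y_1^k+\dots+y_n^k=\lambda$, counted with logarithmic weights. We prove that, when $n$ is large in terms of $k$, the maximal function $\sup_\lambda|A_\lambda f|$ over admissible $\lambda$ is bounded on $\ell^p(\mathbb Z^n)$ if and only if $p>n/(n-k)$. The sufficiency of this condition is a conjecture of Anderson, Cook, Hughes and Kumchev. At the endpoint even the restricted weak type inequality fails. The same range is obtained for averages over positive integer points. The proof bounds level sets and splits the dyadic scales according to the level. At small scales primes are compared with integers, and a sharp single-scale estimate for integer points is proved by combining the circle method with an incidence count; at large scales a logarithmic saving on the minor arcs in $\ell^2$ suffices.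
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
Fix integers $k\ge2$ and $n\ge1$, and put $\mathfrak f(\mathbf y)=y_1^k+\dots+y_n^k$. For $y\in\mathbb N$ let $\vartheta(y)=\log y$ if $y$ is prime and $\vartheta(y)=0$ otherwise, and let $\vartheta(\mathbf y)=\vartheta(y_1)\cdots\vartheta(y_n)$ for $\mathbf y\in\mathbb N^n$. For $\lambda\in\mathbb N$,
\[
R(\lambda)=\sum_{\mathbf y\in\mathbb N^n,\ \mathfrak f(\mathbf y)=\lambda}\vartheta(\mathbf y)
\]
counts the solutions of $\mathfrak f(\mathbf y)=\lambda$ in primes, with logarithmic weights. The weight makes up for the sparsity of the primes: the region $\mathfrak f(\mathbf y)\le N^k$ carries total weight of order $N^n$, spread over $N^k$ values of $\lambda$, so one expects $R(\lambda)$ to have order $\lambda^{n/k-1}$. Congruences can prevent this. For instance, $y^2\equiv1\pmod{24}$ for every prime $y\ge5$, so a sum of $n$ squares of such primes is congruent to $n$ modulo $24$. Let $\Gamma_{k,n}\subset\mathbb N$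 be the infinite arithmetic progression determined by the local (congruence) solubility conditions for $\mathfrak f(\mathbf y)=\lambda$ in primes. Hua's theorem, proved by the Hardy--Littlewood circle method for $n>2^k$, states that
\[
R(\lambda)\sim\mathfrak S_{n,k}(\lambda)\,\lambda^{n/k-1}\qquad(\lambda\to\infty,\ \lambda\in\Gamma_{k,n}),
\]
where $\mathfrak S_{n,k}(\lambda)$ is the product of the local densities over all places; along $\Gamma_{k,n}$ it is bounded above and below by positive constants. We discard from $\Gamma_{k,n}$ the finitely many $\lambda$ with $R(\lambda)=0$ and keep the name. All that we use about $\Gamma_{k,n}$ is that it consists of all but finitely many elements of an infinite arithmetic progression and that, for $n>2^k$,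
\begin{equation}\label{eq:hua}
c\,\lambda^{n/k-1}\le R(\lambda)\le C\lambda^{n/k-1}\qquad(\lambda\in\Gamma_{k,n}).
\end{equation}

For $\lambda\in\Gamma_{k,n}$ and $f:\mathbb Z^n\to\mathbb C$ define
\[
A_\lambda f(\mathbf x)=\frac1{R(\lambda)}\sum_{\mathfrak f(\mathbf y)=\lambda}\vartheta(\mathbf y)f(\mathbf x-\mathbf y),\qquad A_*f=\sup_{\lambda\in\Gamma_{k,n}}|A_\lambda f| .
\]
Thus $A_\lambda$ is convolution with a probability measure carried by the prime points of the surface $\mathfrak f=\lambda$, and $A_*f(\mathbf x)$ is the largest average of $f$ over these ``prime $k$-spheres'' centered at $\mathbf x$. Each $A_\lambda$ is a contraction on every $\ell^p$, and $A_*$ is a contraction on $\ell^\infty$. The question is how small $p$ can be for $A_*$ to be bounded on $\ell^p(\mathbb Z^n)$.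

The point mass $\delta_0$ suggests the answer. Every $\mathbf y\in\mathbb N^n$ lies on exactly one surface, namely $\lambda=\mathfrak f(\mathbf y)$, so $A_*\delta_0(\mathbf y)=\vartheta(\mathbf y)/R(\mathfrak f(\mathbf y))$ when $\mathfrak f(\mathbf y)\in\Gamma_{k,n}$. Up to logarithms this is $|\mathbf y|^{-(n-k)}$, and $|\mathbf y|^{-(n-k)}$ is $p$-summable at infinity exactly when $p$ exceeds
\[
p_c=\frac n{n-k}.
\]
One guesses that in high dimensions, where the points on each surface are plentiful and well distributed, this is the only obstruction. For $k=2$ and all integer points on spheres, the theorem of Magyar, Stein and Wainger \cite{MSW} gives boundedness for $p>n/(n-2)$, $n\ge5$.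

The following is known for $A_*$. Put $n_2(k)=k^2(k-1)+1$ for $k\ge7$ and $n_2(k)=k2^{k-1}+1$ for $2\le k\le6$. For $n\ge\max\{n_1(k),n_2(k)\}$, where $n_1(k)$ is a certain dimension threshold, $A_*$ is bounded on $\ell^p(\mathbb Z^n)$ for $p>2n/(2n-n_2(k))$; and in sufficiently large dimensions $A_*$ is unbounded on $\ell^p(\mathbb Z^n)$ for $p<p_c$. In terms of the dual exponent $p'=p/(p-1)$ the first range is $p'<2n/n_2(k)$, while $p>p_c$ means $p'<n/k$. Since $n_2(k)>2k$, the two ranges differ in every dimension. The problem posed in \cite{ACHK} is the conjecture that for each $k\ge2$ there is $N(k)$ such that $A_*$ is bounded on $\ell^p(\mathbb Z^n)$ for all $n\ge N(k)$ and all $p>p_c$.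

\subsection{Results}
The conjecture is true.

\begin{theorem}\label{thm:main}
For every $k\ge2$ there is $N(k)$ such that for all $n\ge N(k)$ and all $p>\frac n{n-k}$, the operator $A_*$ is bounded on $\ell^p(\mathbb Z^n)$.
\end{theorem}

A maximal operator $\mathcal M$ is of \emph{restricted weak type} $(p,p)$ if $|\{\mathcal M\mathbf 1_B>t\}|\le Ct^{-p}|B|$ for all finite $B\subset\mathbb Z^n$ and all $t>0$. By Chebyshev's inequality this follows from boundedness on $\ell^p$.

\begin{theorem}\label{thm:sharp}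
If $n>2^k$, then $A_*$ is unbounded on $\ell^p(\mathbb Z^n)$ for every $1\le p\le p_c$; it is not even of restricted weak type $(p_c,p_c)$. Hence for $n\ge N(k)$ and $1\le p\le\infty$, $A_*$ is bounded on $\ell^p(\mathbb Z^n)$ if and only if $p>\frac n{n-k}$.
\end{theorem}

The proof of Theorem~\ref{thm:main} passes through integer points, and it gives the analogous statement for them.

\begin{theorem}\label{thm:int}
Let $k\ge2$, $n\ge N(k)$ and $1\le p\le\infty$. The operator
\[
I_*f=\sup_{\lambda\ge1}\lambda^{1-n/k}\Big|\sum_{\mathbf y\in\mathbb N^n,\ \mathfrak f(\mathbf y)=\lambda}f(\cdot-\mathbf y)\Big|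
\]
is bounded on $\ell^p(\mathbb Z^n)$ if and only if $p>\frac n{n-k}$.
\end{theorem}

\subsection{The difficulty and the method}
Consider the scale $\lambda\approx N^k$, $N=2^j$. The circle method detects $\mathfrak f(\mathbf y)=\lambda$ by an integral over $\alpha\in\mathbb R/\mathbb Z$, which is split into major arcs (near rationals with small denominator) and minor arcs. On the minor arcs one knows only an upper bound for an exponential sum. This is an $\ell^2$ bound; on $\ell^1$ the same operator may cost a factor $N^k$. For $p$ close to $1$, interpolation between the two wastes most of the $\ell^2$ gain (Remark~\ref{rem:interp}). For primes the situation is worse. The asymptotic formulas hold only for denominators up to a power of $\log N$, so the saving outside those arcs is only a power of $\log N$, which no interpolation can set against $N^k$.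

We avoid interpolating on the minor arcs. It suffices to bound $|\{A_*\mathbf 1_B>t\}|$ by $Ct^{-p}|B|$, and the level $t$ can be used to split the scales. When $j\le t^{-\varepsilon_0}$, with $\varepsilon_0$ small, every power of $j$ is at most a small power of $1/t$, so we may bound $\vartheta$ by $j$, sum over the scales trivially, and use an estimate for integer points at a single scale. When $j>t^{-\varepsilon_0}$, a saving of a large power of $j$ in $\ell^2$ beats the factor $t^{-2}$ in Chebyshev's inequality. The single-scale estimate for integer points is where the exponent $p_c$ is decided. At high levels it follows from the circle method; at low levels it is an incidence problem between points and $k$-spheres, which we solve by estimating a high moment.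

Section~\ref{sec:delta} treats $f=\delta_0$; it proves the negative results and shows the splitting of scales in the simplest case. Section~\ref{sec:tools} collects notation and tools. Section~\ref{sec:reduction} states three estimates (single scale, minor arcs, major arcs) and deduces the theorems from them. Sections~\ref{sec:single}, \ref{sec:minor} and \ref{sec:major} prove the three estimates.

\section{The point mass}\label{sec:delta}

\begin{proof}[Proof of the first sentence of Theorem~\ref{thm:sharp}]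
Let $N$ be large, and let $Y_N$ be the set of $\mathbf y\in\mathbb N^n$ with prime coordinates, $\mathfrak f(\mathbf y)\in\Gamma_{k,n}$ and $\mathfrak f(\mathbf y)\le N^k$. There are at least $cN^k$ elements of $\Gamma_{k,n}$ in $(N^k/2,N^k]$, so \eqref{eq:hua} gives
\[
\sum_{\mathbf y\in Y_N}\vartheta(\mathbf y)=\sum_{\lambda\in\Gamma_{k,n},\ \lambda\le N^k}R(\lambda)\ge cN^n .
\]
Each $\mathbf y\in Y_N$ lies in $[1,N]^n$ and has $\vartheta(\mathbf y)\le(\log N)^n$. The points with some $y_i\le N^{1/2}$ contribute at most $nN^{n-1/2}(\log N)^n=o(N^n)$. The remaining points carry weight at least $cN^n$, so there are at least $c(N/\log N)^n$ of them, and for each of them $\vartheta(\mathbf y)\ge2^{-n}(\log N)^n$ and $R(\mathfrak f(\mathbf y))\le CN^{n-k}$. At these points $A_*\delta_0(\mathbf y)>t_N:=c(\log N)^nN^{-(n-k)}$. Since $(n-k)p_c=n$,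
\[
t_N^{\,p_c}\,|\{A_*\delta_0>t_N\}|\ge c(\log N)^{np_c}N^{-n}(N/\log N)^n=c(\log N)^{n(p_c-1)}\to\infty .
\]
So restricted weak type $(p_c,p_c)$ fails for $B=\{0\}$. In particular $A_*\delta_0\notin\ell^{p_c}$, and $\ell^{p_c}\supset\ell^p$ for $p\le p_c$, while $\|\delta_0\|_p=1$.
\end{proof}

The second sentence of Theorem~\ref{thm:sharp} is the first combined with Theorem~\ref{thm:main}. The necessity in Theorem~\ref{thm:int} is simpler: $I_*\delta_0(\mathbf y)=\mathfrak f(\mathbf y)^{1-n/k}\asymp|\mathbf y|^{-(n-k)}$ on $\mathbb N^n$, and this lies in $\ell^p$ only if $p>p_c$.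

Now consider the upper bound for $B=\{0\}$ and a level $0<t\le1$. If $(N/2)^k<\mathfrak f(\mathbf y)\le N^k$ with $N=2^j$, then $\mathbf y\in[1,N]^n$, $\vartheta(\mathbf y)\le j^n$, and \eqref{eq:hua} gives $A_*\delta_0(\mathbf y)\le C_0j^nN^{k-n}$. Let $j_t$ be the largest $j$ with $C_0j^n2^{-j(n-k)}>t$ (if there is none, the level set is empty). Then $\{A_*\delta_0>t\}\subset[1,2^{j_t}]^n$, and $2^{j_tn}<(C_0j_t^n/t)^{p_c}$. Since $j^n\le C2^{j(n-k)/2}$, we have $j_t\le C\log(2/t)$, and therefore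
\[
|\{A_*\delta_0>t\}|\le Ct^{-p_c}\big(\log(2/t)\big)^{np_c}\le C_pt^{-p}\qquad(p>p_c).
\]
We threw away the primality of the coordinates and paid a power of $j$; the payment was affordable because only scales $j$ that are small compared with every power of $1/t$ matter, and because there is room between $p_c$ and $p$. For a general set $B$ all scales matter (take $B$ to be a large cube). The same payment remains affordable as long as $j\le t^{-\varepsilon_0}$, and the other scales need a different argument.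

\section{Notation and tools}\label{sec:tools}

\subsection{Conventions}
We write $e(x)=e^{2\pi ix}$, $\mathbb T=\mathbb R/\mathbb Z$, $\|x\|$ for the distance from $x$ to $\mathbb Z$, $|\xi|_\infty$ for the largest coordinate of $\xi\in\mathbb R^n$ in modulus (for $\xi\in\mathbb T^n$, $|\xi|_\infty=\max_i\|\xi_i\|$), and $U_q=(\mathbb Z/q)^\times$, with $U_1=\{0\}$. The letter $p$ is a Lebesgue exponent, and $\varpi$ denotes a prime. Throughout, $N=2^j$ with $j\ge1$ an integer, and $K=2^{k-1}$. The constants $C,c>0$ may change from line to line and may depend on $k,n,p$ and on parameters declared fixed, but on nothing else; ``$N$ large'' means $N\ge N_0$ with $N_0$ of this kind. The symbol $|\cdot|$ applied to a set is cardinality or Lebesgue measure.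

We put $\hat f(\xi)=\sum_{\mathbf x}f(\mathbf x)e(\mathbf x\cdot\xi)$ for $\xi\in\mathbb T^n$. The operator with bounded \emph{multiplier} $\mathfrak m$ is defined on $\ell^2$ by $\widehat{Tf}=\mathfrak m\hat f$; convolution with a kernel has the transform of the kernel as multiplier. If $T_j$ has multiplier $\mathfrak m_j$, then $\sup_j|T_jf|^2\le\sum_j|T_jf|^2$ and Plancherel's theorem give the \emph{square function bound}
\begin{equation}\label{eq:square}
\big\|\sup_j|T_jf|\big\|_2\le\sup_\xi\Big(\sum_j|\mathfrak m_j(\xi)|^2\Big)^{1/2}\|f\|_2 .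
\end{equation}

The following constants depend only on $k$:
\[
\sigma=2^{-k-2},\qquad s=\frac\sigma2,\qquad\gamma=\frac1{16kK^2},
\]
and, for $k\ge3$,
\[
\delta=\frac s8,\qquad\kappa=\frac s{40},\qquad\eta=\sigma\kappa,\qquad P=\lceil1/\eta\rceil,\qquad m_0=\lceil2k/s\rceil .
\]
We choose $N(k)$ so that $n\ge N(k)$ implies
\begin{equation}\label{eq:dim}
\text{(D1)}\ \ n\ge k2^{k+3},\qquad\text{(D2)}\ \ n\ge\frac{4(k+1)}\gamma,\qquad\text{(D3)}\ \ n\ge\frac{(m_0+1)kP}\delta\ \text{ if }k\ge3 .
\end{equation}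
Condition (D1) implies $n>2^k$, $n\ge5k$ and $p_c<2$; it makes Weyl's inequality effective. Condition (D2) does the same for the exponential sum over primes, and (D3) is used in the incidence count. From now on $n\ge N(k)$.

\subsection{Standard facts}
\begin{enumerate}
\item[(T1)] \emph{Dirichlet's theorem.} For real $\alpha$ and $X\ge1$ there are coprime integers $a,q$ with $1\le q\le X$ and $|\alpha-a/q|\le1/(qX)\le q^{-2}$.
\item[(T2)] \emph{Weyl's inequality} \cite[Lemma 2.4]{Vaughan}. If $F$ is a real polynomial of degree at most $d$ whose $y^d$-coefficient $\alpha$ satisfies $|\alpha-a/q|\le q^{-2}$, $(a,q)=1$, then $\sum_{y\le Y}e(F(y))\ll_{d,\epsilon}Y^{1+\epsilon}(q^{-1}+Y^{-1}+qY^{-d})^{2^{1-d}}$.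
\item[(T3)] \emph{Complete sums.} Hua's bound \cite[Theorem 7.1]{Vaughan}: $\sum_{u\bmod q}e((au^k+bu)/q)\ll_\epsilon q^{1-1/k+\epsilon}$ for $(a,q)=1$. Weil's bound: $|\sum_{u\bmod\varpi}e(F(u)/\varpi)|\le(k-1)\varpi^{1/2}$ if $F$ has degree $k$ modulo $\varpi$ and $\varpi\nmid k$.
\item[(T4)] \emph{Sums and integrals.} If $F'$ is monotone and $|F'|\le\theta<1$ on $[a,b]$, then $\sum_{a<y\le b}e(F(y))=\int_a^be(F)+O_\theta(1)$ \cite[Lemma 4.8]{Titchmarsh}. Van der Corput's test: if $k\ge2$ and $|F^{(k)}|\ge\Lambda_0>0$ on an interval, then $|\int e(F)|\le C_k\Lambda_0^{-1/k}$.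
\item[(T5)] \emph{Primes.} Chebyshev's bound: $\log\operatorname{lcm}(1,\dots,\lfloor X\rfloor)=\sum_{y\le X}\Lambda(y)\le CX$, where $\Lambda\ge\vartheta$ is the von Mangoldt function, and $\pi(X)\le CX/\log X$. The Siegel--Walfisz theorem: for fixed $A_0,A_1$, uniformly for $Q\le(\log X)^{A_0}$ and $u\in U_Q$, $\sum_{y\le X,\ y\equiv u\,(Q)}\vartheta(y)=X/\varphi(Q)+O(X(\log X)^{-A_1})$. Linear sums: if $|\zeta-h/l|\le l^{-2}$, $(h,l)=1$, then $\sum_{y\le X}\vartheta(y)e(\zeta y)\ll(Xl^{-1/2}+X^{4/5}+X^{1/2}l^{1/2})(\log2X)^4$. For the last two see \cite[\S\S22, 25]{Davenport}.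
\item[(T6)] \emph{Discrete spheres} \cite{MSW}. For $n\ge5$, $f\mapsto\sup_\lambda r_n(\lambda)^{-1}|\sum_{\mathbf y\in\mathbb Z^n,\,|\mathbf y|^2=\lambda}f(\cdot-\mathbf y)|$ is bounded on $\ell^p(\mathbb Z^n)$ for $p>n/(n-2)$. Here $r_n(\lambda)$ is the number of terms, and classically $r_n(\lambda)\asymp\lambda^{n/2-1}$ for $n\ge5$.
\item[(T7)] \emph{Averages along primes} \cite{Wierdl}. For $r>1$, $f\mapsto\sup_X\pi(X)^{-1}\sum_{\varpi\le X}|f(\cdot-\varpi)|$ is bounded on $\ell^r(\mathbb Z)$. Since $X^{-1}\log X\le C/\pi(X)$, so is $f\mapsto\sup_XX^{-1}\sum_{y\le X}\vartheta(y)|f(\cdot-y)|$.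
\item[(T8)] \emph{Real analysis.} The Hardy--Littlewood maximal operator $\mathcal Hf(\mathbf x)=\sup_{\rho\ge1}\rho^{-n}\sum_{|\mathbf z|_\infty\le\rho}|f(\mathbf x-\mathbf z)|$ is bounded on $\ell^r(\mathbb Z^n)$ for $r>1$. Riesz--Thorin: a linear operator with norm $C_0$ on $\ell^{r}$ and $C_1$ on $\ell^2$ has norm at most $C_0^{1-\chi}C_1^\chi$ on $\ell^p$, where $\frac1p=\frac{1-\chi}r+\frac\chi2$, $0\le\chi\le1$. For $r=1$ this means $\chi=2/p'$.
\item[(T9)] \emph{Arithmetic functions.} $\varphi(q)\ge c_\epsilon q^{1-\epsilon}$; $\prod_{\varpi\mid q}C_0\le C_\epsilon q^\epsilon$ for fixed $C_0$; $\sum_{u\in U_m}e(cu/m)=\mu(m)$ for $c\in U_m$. If $d_r(z)$ is the number of ways to write $z$ as an ordered product of $r$ positive integers, then $\sum_{z\le Z}d_r(z)^2\le Z(1+\log Z)^{r^2-1}$. (One has $d_r^2\le d_{r^2}$: at a prime power, every pair of ordered partitions of the exponent into $r$ parts is the pair of row and column sums of some $r\times r$ matrix of nonnegative integers.)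
\item[(T10)] \emph{Partial summation.} If $\phi\in C^1[0,X]$ and $\Sigma(Y)=\sum_{1\le y\le Y}c_y-\rho Y$, then $\sum_{y\le X}c_y\phi(y)-\rho\int_0^X\phi=\Sigma(X)\phi(X)-\int_0^X\Sigma\,\phi'$; this is at most $\max|\Sigma|\,(|\phi(X)|+\int_0^X|\phi'|)$ in modulus.
\end{enumerate}

\section{Reduction to three estimates}\label{sec:reduction}

\subsection{From level sets to $\ell^p$}
The first step replaces a general function by an indicator and a norm by a level.

\begin{lemma}\label{lem:levels}
Let $\mathcal Mf=\sup_\nu|\mathcal L_\nu f|$, where the $\mathcal L_\nu$ are convolutions with nonnegative finitely supported kernels of total mass at most $1$. Suppose that for some $1\le p_1<\infty$, $|\{\mathcal M\mathbf 1_B>t\}|\le Ct^{-p_1}|B|$ for all finite $B\subset\mathbb Z^n$ and $0<t\le1$. Then $\mathcal M$ is bounded on $\ell^p$ for $p_1<p\le\infty$.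
\end{lemma}

\begin{proof}
The case $p=\infty$ is the mass hypothesis. Let $p<\infty$; since $\mathcal Mf\le\mathcal M|f|$, let $0\le f\in\ell^p$. The sets $B_i=\{2^i\le f<2^{i+1}\}$, $i\in\mathbb Z$, are finite and disjoint, and $f\le\sum_i2^{i+1}\mathbf 1_{B_i}$. Fix $l\in\mathbb Z$. The terms with $i\le l-2$ sum to a function bounded by $2^{l-1}$, so $\mathcal Mf(\mathbf x)>2^l$ implies $\sum_{i\ge l-1}2^{i+1}\mathcal M\mathbf 1_{B_i}(\mathbf x)>2^{l-1}$. Choose $\epsilon>0$ with $(1+\epsilon)p_1<p$ and put $c_\epsilon=\frac14(\sum_{i\ge-1}2^{-\epsilon i})^{-1}$. Then $\mathcal M\mathbf 1_{B_i}(\mathbf x)>c_\epsilon2^{(l-i)(1+\epsilon)}$ for some $i\ge l-1$, since otherwise the sum would be at most $2^{l+1}c_\epsilon\sum_{i\ge l-1}2^{-\epsilon(i-l)}=2^{l-1}$. Level sets of $\mathcal M\mathbf 1_B$ at heights $t\ge1$ are empty, so the hypothesis holds for all $t>0$, and $|\{\mathcal Mf>2^l\}|\le C\sum_{i\ge l-1}2^{(i-l)(1+\epsilon)p_1}|B_i|$. Hence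
\[
\|\mathcal Mf\|_p^p\le\sum_l2^{(l+1)p}|\{\mathcal Mf>2^l\}|\le C\sum_i2^{ip}|B_i|\sum_{l\le i+1}2^{(i-l)((1+\epsilon)p_1-p)}\le C\|f\|_p^p .\qedhere
\]
\end{proof}

\subsection{The operators}
We treat primes and integers together. Let $w$ be one of the weights $w=\vartheta$ or $w=1$ on $\mathbb N$, and $w(\mathbf y)=\prod_iw(y_i)$. For $N=2^j$ put
\[
\mathcal A^w_{N,\lambda}f(\mathbf x)=N^{k-n}\sum_{\mathbf y\in[1,N]^n,\ \mathfrak f(\mathbf y)=\lambda}w(\mathbf y)f(\mathbf x-\mathbf y),\qquad\mathcal A^{w}_{N,*}f=\sup_{1\le\lambda\le nN^k}|\mathcal A^w_{N,\lambda}f|,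
\]
and
\[
S^w_N(\alpha,\xi)=\sum_{y\le N}w(y)e(\alpha y^k+\xi y)\qquad(\alpha,\xi\in\mathbb T).
\]
Let $\mathcal K_{N,\alpha}(\mathbf y)=N^{-n}w(\mathbf y)\mathbf 1_{[1,N]^n}(\mathbf y)e(\alpha\mathfrak f(\mathbf y))$; its transform is $\prod_iN^{-1}S_N^w(\alpha,\xi_i)$. For a Borel set $\mathfrak A\subset\mathbb T$ let
\[
\mathcal A^{w,\mathfrak A}_{N,\lambda}f=N^k\int_{\mathfrak A}e(-\alpha\lambda)\,\mathcal K_{N,\alpha}*f\,d\alpha .
\]
Since $\int_{\mathbb T}e(\alpha z)\,d\alpha$ is $1$ for $z=0$ and $0$ for other integers $z$, we have $\mathcal A^{w,\mathbb T}_{N,\lambda}=\mathcal A^w_{N,\lambda}$. The parameter $\lambda$ appears only in a unimodular factor, so the supremum over $\lambda$ disappears when absolute values are taken inside the integral.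

\begin{lemma}\label{lem:circle}
Let $p=2$, or let $w=1$ and $1\le p\le2$. Then
\[
\big\|\sup_\lambda|\mathcal A^{w,\mathfrak A}_{N,\lambda}f|\big\|_p\le N^k\int_{\mathfrak A}\sup_\xi\big|N^{-1}S^w_N(\alpha,\xi)\big|^{2n/p'}d\alpha\ \|f\|_p .
\]
\end{lemma}

\begin{proof}
By Minkowski's inequality the left side is at most $N^k\int_{\mathfrak A}\|\mathcal K_{N,\alpha}*f\|_p\,d\alpha$. Convolution with $\mathcal K_{N,\alpha}$ has norm at most $\sup_\xi|N^{-1}S_N^w(\alpha,\xi)|^n$ on $\ell^2$, and, for $w=1$, at most $\|\mathcal K_{N,\alpha}\|_1=1$ on $\ell^1$. Apply Riesz--Thorin.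
\end{proof}

\begin{remark}\label{rem:interp}
Suppose that $|S_N^1|\le N^{1-\sigma'}$ on a set $\mathfrak A$ of measure about $1$. Lemma~\ref{lem:circle} gives the bound $N^{k-2n\sigma'/p'}$, which is useful only for $p'\le2\sigma'n/k$. To reach all $p'<n/k$ this way one would need $\sigma'$ arbitrarily close to $\frac12$, that is, square-root cancellation, the most that $\int_{\mathbb T}|S^1_N(\alpha,\xi)|^2d\xi=N$ allows. Increasing $n$ does not repair the loss of the factor $2\sigma'$.
\end{remark}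

For $Q\ge1$ the \emph{major arcs of height $Q$} are
\[
\mathfrak M_N(Q)=\bigcup_{q\le Q}\ \bigcup_{a\in U_q}\Big\{\alpha\in\mathbb T:\ \Big\|\alpha-\frac aq\Big\|\le QN^{-k}\Big\}.
\]
The centers are at least $Q^{-2}$ apart, so the arcs are disjoint when $2Q^3<N^k$. We use the heights $Q=N^{1/4}$ and $Q=j^A$. On an arc we write $\alpha=\frac aq+\beta N^{-k}$, so that $N^kd\alpha=d\beta$, and we put $\nu=1+|\beta|$. Let $T_N^{a/q,\beta}$ be convolution with $\mathcal K_{N,a/q+\beta N^{-k}}$; explicitly, the kernel is $N^{-n}\prod_iw(y_i)\mathbf 1_{[1,N]}(y_i)e(ay_i^k/q+\beta(y_i/N)^k)$. For fixed $A\ge1$ and $j_0\ge1$ let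
\[
T_*^{a/q,\beta}f=\sup\big\{|T_{2^j}^{a/q,\beta}f|:\ j\ge j_0,\ j^A\ge\max(q,|\beta|)\big\}.
\]
The supremum runs over the scales at which the pair $(a/q,\beta)$ belongs to $\mathfrak M_N(j^A)$.

\subsection{The three estimates}

\begin{proposition}[integer points, one scale]\label{prop:single}
Let $p_c<p<2$. Then $|\{\mathcal A^1_{N,*}\mathbf 1_B>t\}|\le Ct^{-p}|B|$ for all $N=2^j$, all finite $B\subset\mathbb Z^n$ and all $0<t\le1$, with $C$ independent of $N$.
\end{proposition}

\begin{proposition}[minor arcs]\label{prop:minor}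
Let $w\in\{1,\vartheta\}$. For every $A'$ there is $A\ge1$ such that for all large $j$
\[
N^k\int_{\mathbb T\setminus\mathfrak M_N(j^A)}\sup_\xi|N^{-1}S^w_N(\alpha,\xi)|^nd\alpha\le Cj^{-A'} .
\]
Moreover $\#\{\mathbf y\in[1,N]^n:\mathfrak f(\mathbf y)=\lambda\}\le CN^{n-k}$ for all $N=2^j$ and $\lambda$.
\end{proposition}

\begin{proposition}[major arcs]\label{prop:major}
Let $w\in\{1,\vartheta\}$, and put $\rho_w=\frac1k$ for $w=1$ and $\rho_w=\frac12$ for $w=\vartheta$. For every $A\ge1$ and all sufficiently large $j_0$, uniformly in $(a,q)=1$ and $\beta\in\mathbb R$: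
\begin{enumerate}
\item[(i)] $\|T_*^{a/q,\beta}f\|_r\le C_r\|f\|_r$ for $r>1$;
\item[(ii)] $\|T_*^{a/q,\beta}f\|_2\le C_\epsilon\,q^{-n\rho_w+\epsilon}\nu^{-n/k+\epsilon}\|f\|_2$ for $\epsilon>0$.
\end{enumerate}
\end{proposition}

\subsection{Proof of Theorems~\ref{thm:main} and~\ref{thm:int} from the three estimates}

\begin{proposition}\label{prop:levels}
Let $w\in\{1,\vartheta\}$ and $p_c<p<2$. For all finite $B\subset\mathbb Z^n$ and $0<t\le1$,
\[
\big|\big\{\sup_{j\ge1}\mathcal A^w_{2^j,*}\mathbf 1_B>t\big\}\big|\le Ct^{-p}|B| .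
\]
\end{proposition}

\begin{proof}
Fix, in this order: $p_1\in(p_c,p)$; $\varepsilon_0=(p-p_1)/(2n+1)$; $A'=1+1/\varepsilon_0$; $A$ from Proposition~\ref{prop:minor}; and $j_0$ so large that Propositions~\ref{prop:minor} and~\ref{prop:major} apply and the arcs of $\mathfrak M_N(j^A)$ are disjoint for $j\ge j_0$. Put $J=\max(j_0,t^{-\varepsilon_0})\le j_0t^{-\varepsilon_0}$.

\emph{Scales $j\le J$.} On $[1,N]$ we have $w\le j$, so $\mathcal A^w_{N,*}\mathbf 1_B\le j^n\mathcal A^1_{N,*}\mathbf 1_B$. By Proposition~\ref{prop:single} with exponent $p_1$ at the level $tj^{-n}\le1$,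
\[
\sum_{j\le J}|\{\mathcal A^w_{2^j,*}\mathbf 1_B>t\}|\le C\sum_{j\le J}j^{np_1}t^{-p_1}|B|\le CJ^{2n+1}t^{-p_1}|B|\le Ct^{-p}|B| .
\]

\emph{Scales $j>J$, minor arcs.} Write $\mathcal A^w_{N,\lambda}=\mathcal A^{\mathrm{maj}}_{N,\lambda}+\mathcal A^{\mathrm{min}}_{N,\lambda}$, integrating over $\mathfrak M_N(j^A)$ and its complement. By Chebyshev's inequality at each scale, Lemma~\ref{lem:circle} with $p=2$ and Proposition~\ref{prop:minor},
\[
\Big|\Big\{\sup_{j>J,\,\lambda}|\mathcal A^{\mathrm{min}}_{2^j,\lambda}\mathbf 1_B|>\frac t2\Big\}\Big|\le Ct^{-2}\sum_{j>J}j^{-2A'}|B|\le Ct^{-2+(2A'-1)\varepsilon_0}|B|\le C|B|\le Ct^{-p}|B|,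
\]
because $J\ge t^{-\varepsilon_0}$ and $(2A'-1)\varepsilon_0=2+\varepsilon_0$.

\emph{Scales $j>J$, major arcs.} For $j\ge j_0$,
\[
\mathcal A^{\mathrm{maj}}_{N,\lambda}f=\sum_{q\le j^A}\sum_{a\in U_q}\int_{|\beta|\le j^A}e\big(-\lambda(\tfrac aq+\beta N^{-k})\big)T_N^{a/q,\beta}f\,d\beta,
\]
hence
\[
\sup_{j\ge j_0,\,\lambda}|\mathcal A^{\mathrm{maj}}_{2^j,\lambda}f|\le\sum_{q\ge1}\sum_{a\in U_q}\int_{\mathbb R}T_*^{a/q,\beta}f\,d\beta .
\]
To interpolate the bounds for $T_*=T_*^{a/q,\beta}$, linearize: for any function $j(\cdot)$ on $\mathbb Z^n$ with values in a finite set of admissible scales, $f\mapsto(T_{2^{j(\mathbf x)}}f)(\mathbf x)$ is linear and dominated by $T_*f$; conversely a bound uniform in $j(\cdot)$ gives the same bound for $T_*$ by monotone convergence. So for $1<r<p$ and $\frac1p=\frac{1-\chi}r+\frac\chi2$, Proposition~\ref{prop:major} and $\rho_w\ge\frac1k$ give $\|T_*\|_{p\to p}\le C(q\nu)^{-(n/k-\epsilon)\chi}$. As $r\to1$, $\chi\to2/p'$, and $\frac nk\cdot\frac2{p'}>2$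 because $p>p_c$. Choose $r$ and $\epsilon$ with $(\frac nk-\epsilon)\chi>2$. Then
\[
\sum_q\varphi(q)\,q^{-(n/k-\epsilon)\chi}\int_{\mathbb R}(1+|\beta|)^{-(n/k-\epsilon)\chi}d\beta<\infty,
\]
so the major arc maximal operator is bounded on $\ell^p$, and its level set at height $t/2$ for $f=\mathbf 1_B$ has size at most $Ct^{-p}|B|$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Each $\lambda\in\Gamma_{k,n}$ exceeds $1$, so $(N/2)^k<\lambda\le N^k$ for some $N=2^j$, $j\ge1$. All solutions of $\mathfrak f(\mathbf y)=\lambda$ lie in $[1,N]^n$, and $R(\lambda)\ge cN^{n-k}$ by \eqref{eq:hua}. Hence $A_*\mathbf 1_B\le C\sup_j\mathcal A^\vartheta_{2^j,*}\mathbf 1_B$ with $C\ge1$, and Proposition~\ref{prop:levels} at the level $t/C$ gives the hypothesis of Lemma~\ref{lem:levels} for every $p_1\in(p_c,2)$. The kernels of the $A_\lambda$ have mass $1$.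
\end{proof}

\begin{proof}[Proof of sufficiency in Theorem~\ref{thm:int}]
There are no solutions for $\lambda=1$. For $(N/2)^k<\lambda\le N^k$ we have $\lambda^{1-n/k}\le2^{n-k}N^{k-n}$, so $I_*\mathbf 1_B\le2^{n-k}\sup_j\mathcal A^1_{2^j,*}\mathbf 1_B$, and by the last sentence of Proposition~\ref{prop:minor} the kernels defining $I_*$ have mass at most a constant $C_0$, which we take to be at least $2^{n-k}$. Then $\{C_0^{-1}I_*\mathbf 1_B>t\}\subset\{\sup_j\mathcal A^1_{2^j,*}\mathbf 1_B>t\}$, and Lemma~\ref{lem:levels} applies to $C_0^{-1}I_*$.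
\end{proof}

\begin{remark}
For $w=\vartheta$, using $\rho_w=\frac12$, the sum over $q$ converges when $p'<n/2$ and the integral over $\beta$ when $p'<2n/k$. For $k\ge3$ both conditions are weaker than $p'<n/k$. Thus for primes and $k\ge3$ the exponent $p_c$ is forced only by Proposition~\ref{prop:single}, that is, by the small scales, which is where the example $\delta_0$ lives.
\end{remark}

\section{Integer points at one scale}\label{sec:single}

In this section $w=1$, and we write $S=S_N^1$ and $I_N^*=\mathcal A^1_{N,*}$. We prove Proposition~\ref{prop:single}.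

For $k=2$ it follows from (T6): for $\lambda\le nN^2$ we have $r_n(\lambda)\le CN^{n-2}$, so $\mathcal A^1_{N,\lambda}f\le Cr_n(\lambda)^{-1}\sum_{|\mathbf y|^2=\lambda}f(\cdot-\mathbf y)$ for $f\ge0$, and $p_c=n/(n-2)$. For $k\ge3$ we may assume $N$ large, because $I_N^*f\le N^{k-n}\mathbf 1_{[1,N]^n}*|f|$ shows that $I_N^*$ has norm at most $N^k$ on every $\ell^p$. The levels $t\ge N^{-sn}$ are treated in \S\ref{sub:high} and the levels $t<N^{-sn}$ in \S\S\ref{sub:inc}--\ref{sub:moment}.

\subsection{High levels: the circle method}\label{sub:high}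
The two lemmas of this subsection hold for all $k\ge2$ and are used again later. The continuous analog of $N^{-1}S$ is
\[
V_\beta(x)=\int_0^1e(\beta u^k+xu)\,du\qquad(\beta,x\in\mathbb R).
\]
With $\nu=1+|\beta|$,
\begin{equation}\label{eq:V}
|V_\beta(x)|\le C\nu^{-1/k},\qquad|V_\beta(x)|\le C\nu/|x|,\qquad|V_\beta(x)-V_\beta(0)|\le2\pi|x| .
\end{equation}
The first bound is van der Corput's test (the $k$-th derivative of the phase is $k!\beta$) together with $|V_\beta|\le1$; the second is integration by parts against $e(xu)$, which gives $(2+2\pi|\beta|)/(2\pi|x|)$; the third is $|e(xu)-1|\le2\pi|x|$. For $(a,q)=1$ let $g(b)=q^{-1}\sum_{u\bmod q}e((au^k+bu)/q)$. By Fourier inversion on $\mathbb Z/q$ and (T3),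
\begin{equation}\label{eq:gb}
e(ay^k/q)=\sum_{b\bmod q}g(b)e(-by/q),\qquad|g(b)|\le\min\big(1,C_\epsilon q^{-1/k+\epsilon}\big).
\end{equation}

\begin{lemma}\label{lem:intmajor}
Let $N$ be large, $(a,q)=1$, $|\beta|\le N^{1/4}$, $\alpha=\frac aq+\beta N^{-k}$, $\xi\in\mathbb T$. Let $\zeta_b\in[-\frac12,\frac12)$ represent $\xi-\frac bq$. Then
\begin{equation}\label{eq:Sapprox}
S(\alpha,\xi)=\sum_{b\bmod q}g(b)\big(NV_\beta(N\zeta_b)+O(1)\big).
\end{equation}
If also $q\le N^{1/4}$, then $|S(\alpha,\xi)|\le C_\epsilon Nq^{-1/k+\epsilon}\nu^{-1/k}$.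
\end{lemma}

\begin{proof}
By \eqref{eq:gb}, $S(\alpha,\xi)=\sum_bg(b)\sum_{y\le N}e(\beta(y/N)^k+\zeta_by)$. On $[0,N]$ the derivative of the phase is monotone and at most $\frac12+kN^{-3/4}<\frac34$ in modulus, so (T4) replaces the inner sum by $\int_0^Ne(\beta(y/N)^k+\zeta_by)\,dy+O(1)=NV_\beta(N\zeta_b)+O(1)$. The $\zeta_b$ are $\frac1q$-spaced, so for each $i\ge0$ at most two of them satisfy $\frac iq\le|\zeta_b|<\frac{i+1}q$. Use the first bound in \eqref{eq:V} for $i=0$ and the second, $N|V_\beta(N\zeta_b)|\le C\nu q/i$, for $1\le i\le q/2$. This gives $|S|\le C_\epsilon q^{-1/k+\epsilon}(N\nu^{-1/k}+\nu q\log2q+q)$. The last two terms are at most $CN^{1/2}\log N$, while $N\nu^{-1/k}\ge cN^{7/8}$.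
\end{proof}

\begin{lemma}\label{lem:weyl}
If $\alpha\notin\mathfrak M_N(N^{1/4})$, then $|S(\alpha,\xi)|\le CN^{1-\sigma}$ for all $\xi$.
\end{lemma}

\begin{proof}
Apply (T1) with $X=N^{k-1/4}$. If $q\le N^{1/4}$, then $|\alpha-a/q|\le N^{1/4-k}$ and $\alpha\in\mathfrak M_N(N^{1/4})$. So $N^{1/4}<q\le N^{k-1/4}$, and (T2) gives $|S|\le C_\epsilon N^{1+\epsilon-1/(4K)}$, where $\frac1{4K}=2\sigma$. Take $\epsilon=\sigma$.
\end{proof}

Let $t\ge N^{-sn}$ and split $\mathbb T$ into $\mathfrak M=\mathfrak M_N(N^{1/4})$ and its complement. On $\mathfrak M$, Lemmas~\ref{lem:circle} and~\ref{lem:intmajor} bound the $\ell^p$ norm of the maximal operator by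
\[
C_\epsilon\sum_{q\ge1}\varphi(q)\,q^{-(1/k-\epsilon)2n/p'}\int_{\mathbb R}(1+|\beta|)^{-2n/(kp')}d\beta,
\]
which is finite for small $\epsilon$ because $2n/(kp')>2$. So this part has level set at height $t/2$ of size at most $Ct^{-p}|B|$. On the complement, Lemmas~\ref{lem:circle} and~\ref{lem:weyl} give the $\ell^2$ norm $CN^{k-n\sigma}$, so the level set at height $t/2$ has size at most
\[
Ct^{-2}N^{2k-2n\sigma}|B|\le CN^{2k-n\sigma}|B|\le C|B|\le Ct^{-p}|B|;
\]
here $t^{-2}\le N^{2sn}=N^{n\sigma}$, and $n\sigma\ge2k$ by (D1). This proves Proposition~\ref{prop:single} for $t\ge N^{-sn}$. For smaller $t$ the factor $t^{-2}$ exceeds the Weyl saving, and we leave the circle method in $\alpha$.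

\subsection{Low levels: an incidence problem}\label{sub:inc}
From here to the end of the section $k\ge3$. Let $B$ be a nonempty subset of a cube of $N^n$ lattice points, $M=|B|$, and put
\[
\mathcal N_{\mathbf x}(\lambda)=\#\{\mathbf b\in B:\ \mathbf x-\mathbf b\in[1,N]^n,\ \mathfrak f(\mathbf x-\mathbf b)=\lambda\},\qquad X_\tau=\{\mathbf x:\max_\lambda\mathcal N_{\mathbf x}(\lambda)\ge\tau\}.
\]
So $X_\tau$ is the set of centers from which some $k$-sphere contains at least $\tau$ points of $B$, and $I_N^*\mathbf 1_B(\mathbf x)=N^{k-n}\max_\lambda\mathcal N_{\mathbf x}(\lambda)$. For $\tau\ge1$, $X_\tau\subset B+[1,N]^n$, so $|X_\tau|\le(2N)^n$.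

\begin{proposition}\label{prop:inc}
Let $N$ be large and $M<N^{n(1-s)}$. Then for all $\tau\ge1$
\begin{equation}\label{eq:inc}
|X_\tau|\,\tau^{p_c}\le CN^nM .
\end{equation}
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:single} for $t<N^{-sn}$, given Proposition~\ref{prop:inc}]
We prove the stronger bound $Ct^{-p_c}|B|$. Partition $\mathbb Z^n$ into cubes of $N^n$ points. The set $\mathbf x-[1,N]^n$ meets at most $2^n$ of them, so $I_N^*\mathbf 1_B(\mathbf x)>t$ implies $I_N^*\mathbf 1_{B'}(\mathbf x)>2^{-n}t$ for the part $B'$ of $B$ in some cube. It suffices to bound $|\{I_N^*\mathbf 1_{B'}>2^{-n}t\}|$ by $Ct^{-p_c}|B'|$ and sum. So let $B$ lie in one cube. The set in question is contained in $X_\tau$ with $\tau=\max(1,2^{-n}tN^{n-k})$, since a positive count is at least $1$. As $\tau^{p_c}\ge ct^{p_c}N^n$, it suffices to prove \eqref{eq:inc} for this $\tau$. If $M<N^{n(1-s)}$ this is Proposition~\ref{prop:inc}. If $M\ge N^{n(1-s)}$, then the smallness of $t$ gives $\tau^{p_c}\le\max(1,N^{n-snp_c})\le N^{n(1-s)}\le M$,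 and \eqref{eq:inc} follows from $|X_\tau|\le(2N)^n$.
\end{proof}

The shape of \eqref{eq:inc} is fixed by two extreme sets. If $B$ is a point, then $|X_1|=N^n$ and the two sides agree. If $B=[1,N]^n$ and $\mathbf x\in(N,3N/2]^n$, then at least $(N/2)^n$ points $\mathbf b$ have $\mathbf x-\mathbf b\in[1,N]^n$, and they are distributed over at most $nN^k$ values of $\lambda$; so $|X_\tau|\ge(N/2)^n$ for $\tau=cN^{n-k}$, and both sides have order $N^{2n}$. For centers filling a positive proportion of the cube, \eqref{eq:inc} says that a $k$-sphere captures at most about $M^{1-k/n}$ of the $M$ points.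

We estimate the moments $\mathcal E_r=\sum_{\mathbf x,\lambda}\mathcal N_{\mathbf x}(\lambda)^r$, which satisfy $|X_\tau|\tau^r\le\mathcal E_r$. It suffices to find an integer $r\ge2$, taken from a finite set depending only on $k$, with
\begin{equation}\label{eq:moment}
\mathcal E_r\le CN^nM^{r-rk/n}.
\end{equation}
Indeed $p_c<2\le r$ and $(1-\frac kn)p_c=1$, so
\[
|X_\tau|\tau^{p_c}=(|X_\tau|\tau^r)^{p_c/r}|X_\tau|^{1-p_c/r}\le CN^nM^{(1-k/n)p_c}=CN^nM .
\]
The moment counts tuples $(\mathbf x,\mathbf b_0,\dots,\mathbf b_{r-1})$ with all $\mathbf b_i$ on one $k$-sphere centered at $\mathbf x$. With $\mathbf y=\mathbf x-\mathbf b_0$ and $\mathbf h_i=\mathbf b_0-\mathbf b_i$,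
\begin{equation}\label{eq:count}
\mathcal E_r=\sum_{\mathbf b_0\in B}\ \sum_{\mathbf h_1,\dots,\mathbf h_{r-1}\in\mathbf b_0-B}\#\big\{\mathbf y:\ \mathbf y,\,\mathbf y+\mathbf h_i\in[1,N]^n,\ \mathfrak f(\mathbf y+\mathbf h_i)=\mathfrak f(\mathbf y)\ \text{for all }i\big\}.
\end{equation}
The supremum over $\lambda$ is gone, and the degree of the equations in $\mathbf y$ has dropped from $k$ to $k-1$.

\subsection{The second moment}
The case $r=2$ can be done by hand, and it settles small sets. Suppose $M\le N^{n/(2k)}$. In \eqref{eq:count} there is one difference $\mathbf h$. For $\mathbf h=0$ the count is $N^n$. For $\mathbf h\ne0$, say $h_i\ne0$, fix all coordinates of $\mathbf y$ but $y_i$; the equation becomes $(y_i+h_i)^k-y_i^k=\text{constant}$, of degree exactly $k-1\ge1$, so the count is at most $kN^{n-1}$. Therefore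
\[
\mathcal E_2\le N^n\big(M+kM^2/N\big)\le CN^nM^{2-2k/n},
\]
where the first term uses $n\ge2k$ and the second uses $M^{2k/n}\le N$. This is \eqref{eq:moment} with $r=2$.

For larger $M$ two things must change. The equation $\mathfrak f(\mathbf y+\mathbf h)=\mathfrak f(\mathbf y)$ must save more than the factor $N^{-1}$, which calls for exponential sums. And the second moment does not suffice. Write $M=N^{n(1-s_M)}$. Since $\sum_{\mathbf x,\lambda}\mathcal N_{\mathbf x}(\lambda)=MN^n$ and there are at most $(2N)^nnN^k$ nonzero terms, H\"older's inequality gives $\mathcal E_r\ge cN^nM^rN^{-k(r-1)}$ for every $B$. The right side of \eqref{eq:moment} is $CN^nM^rN^{-rk(1-s_M)}$, so \eqref{eq:moment} forces $N^{k(1-rs_M)}\le C$. Thus $r$ must be at least about $1/s_M$. This is why dense sets were removed first: with $s_M>s$ a bounded $r$ can work.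

\subsection{A high moment}\label{sub:moment}
Let $N^{n/(2k)}<M<N^{n(1-s)}$, so that $s<s_M<1-\frac1{2k}$. Write $m=m_0$, $r=m+1$ and $s'=s_M+\delta$. Since $\delta+3\kappa=\frac s5<\frac1{4k}$,
\begin{equation}\label{eq:sprime}
s'+3\kappa<1-\frac1{4k}.
\end{equation}
``$N$ large'' below is uniform in $s_M$, because only \eqref{eq:sprime} is used.

Detect the $m$ equations in \eqref{eq:count} by integrating over $\theta\in\mathbb T^m$. The sum over $\mathbf y$ factors into $n$ sums. In the $i$-th, $y_i$ runs over an interval in $[1,N]$, and the phase $\sum_l\theta_l((y_i+h_{l,i})^k-y_i^k)$ is a polynomial of degree at most $k-1$ with $y_i^{k-1}$-coefficient $k\sum_l\theta_lh_{l,i}$. We keep only this coefficient and define, for $\phi\in\mathbb T$,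
\[
G(\phi)=\sup\Big|\sum_{y\in\mathcal I}e\big(k\phi y^{k-1}+\gamma_{k-2}y^{k-2}+\dots+\gamma_0\big)\Big|\le N,
\]
the supremum being over intervals $\mathcal I\subset[1,N]$ and real $\gamma_i$. With $H=\mathbf b_0-B\subset[-N,N]^n$, $|H|=M$,
\begin{equation}\label{eq:orth}
\mathcal E_{m+1}\le\sum_{\mathbf b_0\in B}\int_{\mathbb T^m}\ \sum_{\mathbf h_1,\dots,\mathbf h_m\in H}\ \prod_{i=1}^nG\Big(\sum_l\theta_lh_{l,i}\Big)d\theta .
\end{equation}
The integrand is at most $M^mN^n$. It is also at most $M^{m-1}D(\theta_l)$ for each index $l$, where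
\[
D(\theta)=\sup_{\mathbf c\in\mathbb T^n}\sum_{\mathbf h\in H}\prod_{i=1}^nG(\theta h_i+c_i);
\]
to see this, fix the $\mathbf h_{l'}$ with $l'\ne l$. So one good coordinate $\theta_l$ suffices, and the bad set in $\mathbb T^m$ is the $m$-th power of a bad set in $\mathbb T$.

For which $\theta$ can $D(\theta)$ be near the trivial bound $MN^n$? If $H\subset q\mathbb Z^n$ and $\theta=a/q$, then $G(\theta h_i)=G(0)=N$ and $D(\theta)=MN^n$; but $M\le(1+2N/q)^n$ forces $q\le4N^{s_M}$. If $H\subset[-L,L]^n$ and $|\theta|\le N^{1-k}/(8kL)$, then all phases $k\theta h_iy^{k-1}$ lie in $[-\frac18,\frac18]$ and $D(\theta)\ge2^{-n/2}MN^n$; but $M\le(2L+1)^n$ forces $L\ge cN^{1-s_M}$, so $|\theta|\le CN^{-k+s_M}$. The next two lemmas show that, up to small powers of $N$, combinations of these two examples are the only bad $\theta$. They fill a set of measure about $N^{-k+2s_M}$. The first lemma locates the large values of $G$.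

\begin{lemma}\label{lem:G}
For $N$ large, $G(\phi)\ge N^{1-\eta}$ implies that $\phi$ lies in
\[
\mathfrak N=\{\phi\in\mathbb T:\ \|q\phi\|\le N^{-(k-1)+\kappa}\text{ for some }1\le q\le N^\kappa\}.
\]
\end{lemma}

\begin{proof}
Let $d=k-1\ge2$. Then $\eta=2^{1-d}\kappa/16\le\kappa/(4d)$. Some sum in the definition of $G(\phi)$, over an interval with $Y$ integers, has modulus at least $\frac12N^{1-\eta}$, so $\frac12N^{1-\eta}\le Y\le N$. A translation of $y$ does not change the leading coefficient, so we may take the interval to be $[1,Y]$. By (T1) there are coprime $a,q_1$ with $q_1\le N^{d-\kappa/2}$ and $|q_1k\phi-a|\le N^{-d+\kappa/2}$. If $q_1\le N^{\kappa/2}$, then $q=kq_1\le N^\kappa$ shows $\phi\in\mathfrak N$. If $q_1>N^{\kappa/2}$, apply (T2) in degree $d$ with $\epsilon=\eta$. Here $q_1^{-1}\le N^{-\kappa/2}$, $Y^{-1}\le2N^{-1+\eta}$ and $q_1Y^{-d}\le2^dN^{-\kappa/2+d\eta}\le2^dN^{-\kappa/4}$, so the sum is at most $CN^{1+\eta-2^{1-d}\kappa/4}=CN^{1-3\eta}<\frac12N^{1-\eta}$, a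 contradiction.
\end{proof}

The second lemma says that the progression $\theta v+c$ visits $\mathfrak N$ often only when $\theta$ is close to a rational with small denominator.

\begin{lemma}\label{lem:S}
Let $\mathcal S$ be the set of $\theta\in\mathbb T$ with $\|\theta-\frac{a'}{q'}\|\le8N^{-k+s'+3\kappa}/q'$ for some integers $a'$ and $1\le q'\le8N^{s'+2\kappa}$. Then $|\mathcal S|\le CN^{-k+2s'+5\kappa}$, and for $N$ large, $\theta\notin\mathcal S$ and every $c\in\mathbb T$,
\[
\#\{v\in\mathbb Z:\ |v|\le N,\ \theta v+c\in\mathfrak N\}<N^{1-s'} .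
\]
\end{lemma}

\begin{proof}
Each $q'$ contributes measure at most $16N^{-k+s'+3\kappa}$, which gives the bound for $|\mathcal S|$. Suppose the count is at least $N^{1-s'}$ for some $c$; we show $\theta\in\mathcal S$. By the pigeonhole principle there is one $q\le N^\kappa$ with $\|q(\theta v+c)\|\le N^{-(k-1)+\kappa}$ for at least $Y:=N^{1-s'-\kappa}$ values of $v$, and $Y\ge N^{1/(4k)}\ge2$ by \eqref{eq:sprime}. Subtracting one of these $v$ from all of them removes $c$: we obtain a set $\mathcal W\subset[-2N,2N]$ of integers with $|\mathcal W|\ge Y$ and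
\[
\|q\theta z\|\le\rho:=2N^{-(k-1)+\kappa}\qquad(z\in\mathcal W).
\]
As $|\mathcal W|-1\ge Y/2$, two elements of $\mathcal W$ differ by some $u$ with $1\le u\le8N/Y=8N^{s'+\kappa}$, and $\|qu\theta\|\le2\rho$. Hence $\theta=\frac{a'}{q'}+\zeta$ with $(a',q')=1$, $q'\mid qu$, $q'\le8N^{s'+2\kappa}$ and $|\zeta|\le2\rho/(qu)$. The denominator is of the right size; it remains to improve the bound for $\zeta$, by about a factor $N^{-1}$, using all of $\mathcal W$. For $z\in\mathcal W$,
\[
q'|q\zeta z|\le qu\cdot q\cdot\frac{2\rho}{qu}\cdot2N=4q\rho N\le8N^{-(k-2)+2\kappa}<\frac14,\qquad q'\rho\le16N^{s'+3\kappa-(k-1)}<\frac14;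
\]
the first inequality uses $k\ge3$. If $q'\nmid qz$, then $\|q\theta z\|\ge\frac1{q'}-\frac1{4q'}>\rho$, which is false. So $q'\mid qz$, and $z$ is a multiple of $q'/(q',q)\ge q'N^{-\kappa}$. Moreover $q\theta z\equiv q\zeta z\pmod1$ and $|q\zeta z|<\frac14$, so $|q\zeta z|=\|q\theta z\|\le\rho$. If $\zeta=0$ then $\theta\in\mathcal S$. Otherwise $|z|\le\rho/|\zeta|$ for all $z\in\mathcal W$, and counting multiples gives $Y\le|\mathcal W|\le1+2N^\kappa\rho/(q'|\zeta|)$. Since $Y-1\ge Y/2$, we get $|\zeta|\le4N^\kappa\rho/(q'Y)=8N^{-k+s'+3\kappa}/q'$.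
\end{proof}

Let $\theta\notin\mathcal S$. The set $H$ has no product structure, so we pass to the full box $[-N,N]^n$ by H\"older's inequality with exponent $P$. This loses $(N^n/M)^{1/P}=N^{ns_M/P}$, while Lemma~\ref{lem:S} gains $N^{-ns'/P}$; the margin $\delta=s'-s_M$ is what remains. The exponent $P$ is large so that the small saving $N^{-\eta}$ outside $\mathfrak N$ becomes $N^{-1}$. Precisely, by Lemmas~\ref{lem:G} and~\ref{lem:S}, for every $c$,
\[
\sum_{|v|\le N}G(\theta v+c)^P\le3N\cdot N^{P(1-\eta)}+N^{1-s'}N^P\le4N^{P+1-s'},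
\]
as $P\eta\ge1$ and $s'<1$. Hence
\[
D(\theta)\le M^{1-1/P}\sup_{\mathbf c}\Big(\prod_{i=1}^n\sum_{|v|\le N}G(\theta v+c_i)^P\Big)^{1/P}\le CM^{1-1/P}N^{n+n(1-s')/P}=CMN^{n-n\delta/P}.
\]
In \eqref{eq:orth}, either all $\theta_l$ lie in $\mathcal S$, where we use the trivial bound, or some $\theta_l\notin\mathcal S$. Therefore
\[
\mathcal E_{m+1}\le CM^{m+1}N^n\big(N^{-m(k-2s'-5\kappa)}+N^{-n\delta/P}\big).
\]
For \eqref{eq:moment} with $r=m+1$ we need both terms in parentheses to be at most $M^{-(m+1)k/n}=N^{-(m+1)k(1-s_M)}$. For the second this is (D3). For the first we need $m(k-2s_M-2\delta-5\kappa)\ge(m+1)k(1-s_M)$; since $2\delta+5\kappa=\frac38s$, this is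
\begin{equation}\label{eq:exponent}
s_M\big((m+1)k-2m\big)\ge k+\tfrac38ms .
\end{equation}
The left side is at least $s_Mm(k-2)\ge ms$, and $\frac58ms\ge\frac54k$ by the choice of $m$. This proves \eqref{eq:moment}, hence Proposition~\ref{prop:inc}, and completes the proof of Proposition~\ref{prop:single}. \qed

\begin{remark}
For $k=2$, \eqref{eq:exponent} reads $2s_M\ge2+\frac38ms$, which is false. The bad set costs $N^{2s_M}$ per equation and \eqref{eq:moment} allows $N^{ks_M}$, so there is room only when $k>2$. This is why the case $k=2$ rests on (T6).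
\end{remark}

\section{Minor arcs}\label{sec:minor}

\subsection{Integers}
Let $w=1$, $N$ large, $\mathfrak M=\mathfrak M_N(N^{1/4})$. Outside $\mathfrak M$, Lemma~\ref{lem:weyl} and $n\sigma\ge2k$ give the contribution $CN^{k-n\sigma}\le CN^{-1}$. In $\mathfrak M$ use Lemma~\ref{lem:intmajor} with $\epsilon=1/n$; as $n\ge5k$, $\varphi(q)q^{-n/k+1}\le q^{-3}$ and $\nu^{-n/k}\le\nu^{-5}$. A point of $\mathfrak M\setminus\mathfrak M_N(j^A)$ has $q>j^A$ or $|\beta|>j^A$, so
\[
N^k\int_{\mathbb T\setminus\mathfrak M_N(j^A)}\sup_\xi|S^1_N/N|^nd\alpha\le CN^{-1}+C\sum_{q>j^A}q^{-3}+C\int_{|\beta|>j^A}|\beta|^{-5}d\beta\le Cj^{-2A}.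
\]
Take $A=\max(1,A'/2)$. The same estimate without the restriction gives $N^k\int_{\mathbb T}|S_N^1(\alpha,0)/N|^nd\alpha\le C$, and $\#\{\mathbf y\in[1,N]^n:\mathfrak f(\mathbf y)=\lambda\}=\int_{\mathbb T}S_N^1(\alpha,0)^ne(-\alpha\lambda)\,d\alpha$. For the finitely many small $N$ the count is at most $N^n\le CN^{n-k}$. This proves Proposition~\ref{prop:minor} except for the case $w=\vartheta$.

\subsection{An exponential sum over primes}
For primes we need a bound for $S_N^\vartheta(\alpha,\xi)$ that is uniform in $\xi$ and is nontrivial as soon as the denominator $q$ of $\alpha$ exceeds a power of $\log N$. A factor $N^\epsilon$, as in (T2), is therefore not allowed; the divisor function has to be averaged rather than bounded pointwise. The exponent $\gamma$ may be small, since it will be multiplied by $n$.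

\begin{lemma}\label{lem:prime}
There is $C$ such that if $N\ge2$, $(a,q)=1$, $1\le q\le N^k$ and $|\alpha-\frac aq|\le q^{-2}$, then for all $\xi$
\[
|S_N^\vartheta(\alpha,\xi)|\le CN(\log2N)^C\mathcal P^{-\gamma},\qquad\mathcal P=\min(q,N^{1/3},N^k/q)\ge1 .
\]
\end{lemma}

Throughout the proof $\mathcal L=\log2N$, $F(y)=\alpha y^k+\xi y$, and constants depend only on $k$. We write $\Lambda$ as a combination of convolutions, so that the sum over primes becomes a sum over products $ml$, and remove the arithmetic coefficients by Cauchy's inequality. Two tools are needed.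

\emph{Weyl differencing.} Let $\Delta_h\phi(x)=\phi(x+h)-\phi(x)$. Let $\mathcal I$ be an interval containing at most $H$ integers and $\phi$ real. For $i\ge1$,
\begin{equation}\label{eq:diff}
\Big|\sum_{x\in\mathcal I}e(\phi(x))\Big|^{2^i}\le(2H)^{2^i-i-1}\sum_{|h_1|,\dots,|h_i|<H}\ \sum_{x\in\mathcal I(\mathbf h)}e(\Delta_{h_1}\cdots\Delta_{h_i}\phi(x)),
\end{equation}
where $\mathcal I(\mathbf h)$ is the interval of $x$ with $x+\sum_{\iota\in\Sigma}h_\iota\in\mathcal I$ for all $\Sigma\subset\{1,\dots,i\}$. For $i=1$ this is the identity obtained by expanding the square. To pass from $i$ to $i+1$, square \eqref{eq:diff}, apply Cauchy's inequality to the at most $(2H)^i$ terms $\mathbf h$, and expand the square of the inner sum; the exponent becomes $2(2^i-i-1)+i=2^{i+1}-(i+1)-1$. We use $i=k-1$, so that $2^i=K$ and the exponent is $K-k$, together with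
\[
\Delta_{h_1}\cdots\Delta_{h_{k-1}}x^k=\tfrac{k!}2h_1\cdots h_{k-1}\Big(2x+\sum_\iota h_\iota\Big)
\]
and the geometric bound $|\sum_{x\in\mathcal I}e(\zeta x)|\le\min(H,\|\zeta\|^{-1})$.

\emph{A divisor-weighted sum.} For $L\ge1$, $1\le Z\le CN^k$ and fixed $r$,
\begin{equation}\label{eq:divisor}
\sum_{1\le|z|\le Z}d_r(|z|)\min(L,\|\alpha z\|^{-1})\le C\mathcal L^CZL\Big(\frac1q+\frac1L+\frac1Z+\frac q{ZL}\Big)^{1/2}.
\end{equation}
To prove it, cut $[1,Z]$ into at most $Z/q+1$ blocks $z=z_0+u$, $0\le u<q$. In a block, $\alpha z$ differs from $\alpha z_0+au/q$ by less than $1/q$, and the $au/q$ run once through the multiples of $1/q$ modulo $1$. So an arc of length $1/q$ contains at most four of the values $\alpha z$, at most eight of them have $\frac iq\le\|\alpha z\|<\frac{i+1}q$, and the block contributes at most $8L+8\sum_{1\le i\le q/2}q/i$. Hence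
\[
\sum_{1\le z\le Z}\min(L,\|\alpha z\|^{-1})\le C\Big(\frac Zq+1\Big)(L+q\log2q)\le C\mathcal LZL\Big(\frac1q+\frac1L+\frac1Z+\frac q{ZL}\Big).
\]
Now apply Cauchy's inequality, (T9) and $\min(L,\cdot)^2\le L\min(L,\cdot)$.

\begin{lemma}[bilinear bound]\label{lem:bilinear}
In the setting of Lemma~\ref{lem:prime}, let $M,L\ge1$ be powers of $2$ with $ML\le N$, let $\sum_{M\le m<2M}|a_m|^2\le CM\mathcal L^C$ and $\sum_{L\le l<2L}|b_l|^2\le CL\mathcal L^C$, and put
\[
\mathfrak B=\sum_{M\le m<2M}\ \sum_{L\le l<2L,\ ml\le N}a_mb_l\,e(F(ml)).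
\]
Then $|\mathfrak B|\le CML\mathcal L^C$, and
\[
|\mathfrak B|\le CML\mathcal L^C\Omega^{1/(2K^2)},\qquad\Omega=\frac1M+\frac1L+\frac1q+\frac q{(ML)^k}.
\]
\end{lemma}

\begin{proof}
The first bound is $\sum|a_m|\sum|b_l|$ and Cauchy's inequality; so we may assume $\Omega\le1$. Cauchy's inequality in $m$ removes $a_m$; expanding the square and applying Cauchy's inequality in $(l,l')$ removes $b_l$:
\[
|\mathfrak B|^2\le CML\mathcal L^C\Big(\sum_{l,l'}|W(l,l')|^2\Big)^{1/2},\qquad W(l,l')=\sum_{\substack{M\le m<2M\\ m\max(l,l')\le N}}e\big(F(ml)-F(ml')\big).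
\]
By H\"older's inequality $\sum|W|^2\le L^{2-4/K}(\sum|W|^K)^{2/K}$. The phase in $W$ is $\alpha(l^k-l'^k)m^k+\xi(l-l')m$, and \eqref{eq:diff} in the variable $m$ gives
\[
|W|^K\le(2M)^{K-k}\sum_{|h_1|,\dots,|h_{k-1}|<M}\ \sum_me\big(\alpha\mathfrak a(l^k-l'^k)+\xi\varepsilon(l-l')\big),\qquad\mathfrak a=\tfrac{k!}2h_1\cdots h_{k-1}\Big(2m+\sum h_\iota\Big),
\]
where $\varepsilon=h_1$ if $k=2$ and $\varepsilon=0$ if $k\ge3$. Here $m$ runs over the integers for which all $m'=m+\sum_{\iota\in\Sigma}h_\iota$ lie in $[M,2M)$ and satisfy $m'\max(l,l')\le N$. The last condition says $l,l'\le Y(m,\mathbf h):=N/\max_\Sigma m'$, so it separates $l$ from $l'$, and summing over $l,l'$ produces perfect squares: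
\[
\sum_{l,l'}|W|^K\le(2M)^{K-k}\sum_{\mathbf h,m}|W'|^2,\qquad W'=\sum_{L\le l<2L,\ l\le Y}e(\alpha\mathfrak al^k+\xi\varepsilon l),
\]
the sum being over $(\mathbf h,m)$ with all $m'\in[M,2M)$. There are at most $(2M)^k$ such pairs, so $\sum|W'|^2\le(2M)^{k(1-2/K)}(\sum|W'|^K)^{2/K}$. By \eqref{eq:diff} in the variable $l$ and the geometric bound (after $k-1$ differences the term $\xi\varepsilon l$ leaves at most a constant phase),
\[
\sum_{\mathbf h,m}|W'|^K\le(2L)^{K-k}\sum_{\mathbf h,m}\ \sum_{|g_1|,\dots,|g_{k-1}|<L}\min(L,\|\alpha z\|^{-1}),\qquad z=k!\,\mathfrak a\,g_1\cdots g_{k-1}\in\mathbb Z .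
\]
Since $2m+\sum h_\iota=m+(m+\sum h_\iota)\in[2M,4M)$, $z$ vanishes only if some $h_\iota$ or $g_\iota$ does. Those terms contribute at most $C(M^{k-1}L^{k}+M^kL^{k-1})\le CM^kL^k\Omega$ to the triple sum. The other terms have $1\le|z|\le Z:=2(k!)^2M^kL^{k-1}\le CN^k$. Such a $z$ is a constant times the product of the $2k-1$ nonzero integers $h_\iota$, $2m+\sum h_\iota$, $g_\iota$, and these determine $(\mathbf h,m,\mathbf g)$, so each $z$ arises at most $Cd_{2k-1}(|z|)$ times. As $\frac1Z\le\frac1M$ and $\frac q{ZL}\le\frac q{(ML)^k}$, \eqref{eq:divisor} bounds their contribution by $C\mathcal L^CM^kL^k\Omega^{1/2}$. Going back up the chain,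
\[
\sum|W'|^K\le CM^kL^K\mathcal L^C\Omega^{1/2},\qquad\sum|W'|^2\le CM^kL^2\mathcal L^C\Omega^{1/K},
\]
\[
\sum|W|^K\le CM^KL^2\mathcal L^C\Omega^{1/K},\qquad\sum|W|^2\le CM^2L^2\mathcal L^C\Omega^{2/K^2},
\]
so $|\mathfrak B|^2\le CM^2L^2\mathcal L^C\Omega^{1/K^2}$.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:prime}]
Replacing $\vartheta$ by $\Lambda$ costs at most $N^{1/2}\mathcal L^2\le N\mathcal L^2\mathcal P^{-1}$. Let $U=N^{1/3}$, let subscripts $\le U$, $>U$ denote restriction of an arithmetic function, and let $*$ be Dirichlet convolution. Expanding $\mu_{>U}*\Lambda_{>U}*1=(\mu-\mu_{\le U})*(\Lambda-\Lambda_{\le U})*1$ and using $\mu*1=\mathbf 1_{\{1\}}$, $\Lambda*1=\log$ gives Vaughan's identity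
\[
\Lambda=\Lambda_{\le U}+\mu_{\le U}*\log-(\mu_{\le U}*\Lambda_{\le U})*1+(\mu_{>U}*1)*\Lambda_{>U}.
\]
The first term contributes $O(N^{1/3})$. Splitting $m$ and $l$ dyadically, the rest of $\sum_{y\le N}\Lambda(y)e(F(y))$ is a sum of $O(\mathcal L^2)$ sums $\pm\mathfrak B$ with $ML\le N$, of two types.
\begin{itemize}
\item Type I: $M\le N^{2/3}$, and either $a_m=\mu_{\le U}(m)$, $b_l=\log l$, or $a_m=(\mu_{\le U}*\Lambda_{\le U})(m)$, $b_l=1$. Here $|a_m|\le\mathcal L$, because $\sum_{d\mid m}\Lambda(d)=\log m$.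
\item Type II: $M,L\ge\frac12N^{1/3}$, $a_m=\sum_{d\mid m,\,d>U}\mu(d)$ with $|a_m|\le d_2(m)$, and $b_l=\Lambda_{>U}(l)$.
\end{itemize}
By (T9) the mean square hypotheses of Lemma~\ref{lem:bilinear} hold in all cases. If $ML\le N\mathcal P^{-1/(4k)}$, the first bound of Lemma~\ref{lem:bilinear} saves $\mathcal P^{-1/(4k)}$. Assume the contrary; then $q/(ML)^k\le qN^{-k}\mathcal P^{1/4}\le\mathcal P^{-3/4}$.

For Type II, $\frac1M+\frac1L\le4\mathcal P^{-1}$, so $\Omega\le C\mathcal P^{-3/4}$, and Lemma~\ref{lem:bilinear} saves $\mathcal P^{-3/(8K^2)}$.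

For Type I, $L\ge N^{1/3}\mathcal P^{-1/(4k)}\ge N^{1/3-1/(12k)}\ge N^{1/4}\ge\mathcal P^{3/4}$. If $M\ge\mathcal P^{1/(8k)}$, then $\Omega\le C\mathcal P^{-1/(8k)}$, and Lemma~\ref{lem:bilinear} saves $\mathcal P^{-1/(16kK^2)}$. If $M<\mathcal P^{1/(8k)}$, the variable $m$ is too short for that lemma, but $b_l$ is smooth and $m^k$ is too small to spoil the rational approximation. Fix $m$ and remove $\log l$ by (T10), at the cost of a factor $C\mathcal L$. For an interval $\mathcal I\subset[L,2L)$, \eqref{eq:diff} gives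
\[
\Big|\sum_{l\in\mathcal I}e(\alpha m^kl^k+\xi ml)\Big|^K\le(2L)^{K-k}\sum_{|g_1|,\dots,|g_{k-1}|<L}\min\big(L,\|\alpha z\|^{-1}\big),\qquad z=k!\,m^kg_1\cdots g_{k-1}.
\]
The terms with some $g_\iota=0$ contribute at most $CL^{k-1}\le CL^k\mathcal P^{-3/4}$ to the sum over $\mathbf g$. The others have $1\le|z|\le Z':=k!(2M)^kL^{k-1}$, each $z$ arising at most $Cd_{k-1}(|z|)$ times. As $\frac1{Z'}\le\frac1L$, \eqref{eq:divisor} bounds them by
\[
C\mathcal L^CM^kL^k\Big(\frac1q+\frac1L+\frac q{(ML)^k}\Big)^{1/2}\le C\mathcal L^CM^kL^k\mathcal P^{-3/8}\le C\mathcal L^CL^k\mathcal P^{-1/4},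
\]
since $M^k<\mathcal P^{1/8}$. So the sum over $l$ is at most $CL\mathcal L^C\mathcal P^{-1/(4K)}$, and summing over $m$ gives $|\mathfrak B|\le CML\mathcal L^C\mathcal P^{-1/(4K)}$. The smallest of the four exponents is $\gamma=1/(16kK^2)$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:minor} for primes}
Write $S=S_N^\vartheta$; exponents $C$ of $j$ below do not depend on $A$. By (T1) choose coprime $a,q$ with $q\le N^{k-1/4}$ and $|\alpha-\frac aq|\le N^{1/4-k}/q$. If $q>N^{1/4}$, then $\mathcal P\ge N^{1/4}$ and Lemma~\ref{lem:prime} gives $|S|\le CNj^CN^{-\gamma/4}$. By (D2), such $\alpha$ contribute at most $Cj^CN^{k-n\gamma/4}\le Cj^CN^{-1}$.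

Let $q\le N^{1/4}$ and $\alpha=\frac aq+\beta N^{-k}$, so $q|\beta|\le N^{1/4}$. To integrate over the arc we need decay in $\beta$ as well as in $q$:
\begin{equation}\label{eq:primearc}
|S(\alpha,\xi)|\le CNj^C\big(q(1+|\beta|)\big)^{-\gamma}.
\end{equation}
For $|\beta|\le1$ this is Lemma~\ref{lem:prime} with $\mathcal P=q$. If $|\beta|>1$ and $q|\beta|<2$, then $q=1$, $|\beta|<2$, and \eqref{eq:primearc} is Chebyshev's bound. Let $|\beta|>1$ and $q|\beta|\ge2$. A point at this distance from $a/q$ has another rational approximation, with a large denominator. Apply (T1) with $X=2N^k/(q|\beta|)\in[1,N^k]$: there are coprime $a_1,q_1$ with $q_1\le X$ and $|\alpha-\frac{a_1}{q_1}|\le\frac1{q_1X}=\frac{q|\beta|}{2q_1N^k}$. If $\frac{a_1}{q_1}=\frac aq$, then $q_1=q$ and $|\beta|\le|\beta|/2$, which is impossible. Hence $\frac1{qq_1}\le|\beta|N^{-k}+\frac{q|\beta|}{2q_1N^k}$, that is, $1\le qq_1|\beta|N^{-k}+\frac12q^2|\beta|N^{-k}$. As $q^2|\beta|N^{-k}\le N^{1/2-k}\le1$, we get $q_1\ge N^k/(2q|\beta|)$.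 Now $q_1\ge\frac12N^{k-1/4}$, $N^{1/3}$ and $N^k/q_1\ge N^k/X$ are all at least $\frac12q|\beta|\ge\frac14q(1+|\beta|)$, and Lemma~\ref{lem:prime} applied with $a_1/q_1$ gives \eqref{eq:primearc}.

If $\alpha\notin\mathfrak M_N(j^A)$ and $q\le N^{1/4}$, then $q>j^A$ or $|\beta|>j^A$. As $n\gamma\ge4$ by (D2), these $\alpha$ contribute at most
\[
Cj^C\Big(\sum_{q>j^A}q^{1-n\gamma}\int_{\mathbb R}(1+|\beta|)^{-n\gamma}d\beta+\sum_{q\ge1}q^{1-n\gamma}\int_{|\beta|>j^A}|\beta|^{-n\gamma}d\beta\Big)\le Cj^{C-2A}.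
\]
Choose $A$ with $2A-C\ge A'$. \qed

\section{Major arcs}\label{sec:major}

We prove Proposition~\ref{prop:major}. Fix $A\ge1$, and write $T_N=T_N^{a/q,\beta}$, $\nu=1+|\beta|$.

Part (i) ignores the oscillation. Let $\mathcal Q f=\sup_NN^{-1}\sum_{y\le N}w(y)|f(\cdot-y)|$ on $\mathbb Z$, which is bounded on $\ell^r(\mathbb Z)$ for $r>1$ by (T7) if $w=\vartheta$ and by (T8) if $w=1$. Summing over one coordinate at a time, $|T_Nf|\le\mathcal Q^{(1)}\cdots\mathcal Q^{(n)}f$, where $\mathcal Q^{(i)}$ acts in the $i$-th coordinate, and each $\mathcal Q^{(i)}$ is bounded on $\ell^r(\mathbb Z^n)$.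

For part (ii), the multiplier of $T_N$ is $\prod_is_N(\xi_i)$, where
\[
s_N(\xi)=N^{-1}S_N^w\big(\tfrac aq+\beta N^{-k},\xi\big)=N^{-1}\sum_{y\le N}w(y)\,e\big(ay^k/q+\beta(y/N)^k+\xi y\big).
\]
At a single scale one only needs $\sup|s_N|$. The difficulty is the supremum over infinitely many scales: near a rational $\theta$, $s_N(\xi)$ is a fixed multiple of $V_\beta(N(\xi-\theta))$, which does not tend to $0$ with $N$, so \eqref{eq:square} does not apply directly. We approximate $s_N$ by a sum of such bumps (\S\ref{sub:approx}), prove a maximal inequality for many frequencies at once that keeps the size of the coefficients (\S\ref{sub:multi}), and combine the two (\S\ref{sub:M2}). First we bound the coefficients.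

\subsection{Exponential sums over units}
Primes lie in reduced residue classes, so for $w=\vartheta$ the role of $g(b)$ is played by
\[
g^\times(b)=\frac1{\varphi(q)}\sum_{u\in U_q}e\Big(\frac{au^k+bu}q\Big).
\]

\begin{lemma}\label{lem:units}
For $(a,q)=1$ and all $b$, $|g^\times(b)|\le C_\epsilon q^{-1/2+\epsilon}$.
\end{lemma}

\begin{proof}
Write $\frac1q\equiv\sum_{\varpi^l\|q}c_\varpi\varpi^{-l}\pmod1$ with $\varpi\nmid c_\varpi$. By the Chinese remainder theorem the sum over $U_q$ is the product of the sums over $U_{\varpi^l}$ with $(a,b)$ replaced by $(c_\varpi a,c_\varpi b)$. By (T9) it suffices to show $|\Sigma|\le C_k\varpi^{l/2}$ for $\Sigma=\sum_{u\in U_{\varpi^l}}e(F(u)/\varpi^l)$, where $F(u)=au^k+bu$, $\varpi\nmid a$, $l\ge1$. The argument is stationary phase: only the critical points of $F$ contribute, and among units there are few of them.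

\emph{Critical points.} For $i\ge0$ the number of $v\in U_{\varpi^i}$ with $\varpi^i\mid F'(v)=kav^{k-1}+b$ is at most $2k(k-1)$. Let $\varpi^c=(\varpi^i,k)$. If $c=i$, then $|U_{\varpi^i}|\le\varpi^i\le k$. If $c<i$, then $\varpi^c\|k$; there are no solutions unless $\varpi^c\mid b$, and then the congruence determines $v^{k-1}$ modulo $\varpi^{i-c}$. The group $U_{\varpi^{i-c}}$ is cyclic or the product of a cyclic group and a group of order $2$, so $v$ has at most $2(k-1)$ values modulo $\varpi^{i-c}$, and at most $2(k-1)\varpi^c\le2k(k-1)$ values modulo $\varpi^i$.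

\emph{A general bound.} Put $l_1=\lceil l/2\rceil$ and $u=v+\varpi^{l_1}z$ with $v\in U_{\varpi^{l_1}}$, $z\bmod\varpi^{l-l_1}$. As $2l_1\ge l$, the binomial theorem gives $F(u)\equiv F(v)+\varpi^{l_1}zF'(v)\pmod{\varpi^l}$. The sum over $z$ vanishes unless $\varpi^{l-l_1}\mid F'(v)$, and there are at most $C_k\varpi^{2l_1-l}$ such $v$ modulo $\varpi^{l_1}$. So $|\Sigma|\le\varpi^{l-l_1}C_k\varpi^{2l_1-l}=C_k\varpi^{l_1}$. This suffices if $l$ is even, and also if $\varpi\mid2k(k-1)$, since then $\varpi^{l_1}\le C_k\varpi^{l/2}$.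

\emph{Odd $l$ and $\varpi\nmid2k(k-1)$.} If $l=1$, Weil's bound gives $|\Sigma|\le(k-1)\varpi^{1/2}+1$. If $l=2h+1\ge3$, put $u=v+\varpi^hz$ with $v\in U_{\varpi^h}$, $z\bmod\varpi^{h+1}$. As $3h\ge l$, $F(u)\equiv F(v)+\varpi^hzF'(v)+\varpi^{2h}z^2c_v\pmod{\varpi^l}$ with $c_v=\binom k2av^{k-2}$ and $\varpi\nmid2c_v$. Write $z=z_0+\varpi z_1$ with $z_0\bmod\varpi$, $z_1\bmod\varpi^h$. The sum over $z_1$ vanishes unless $F'(v)=\varpi^hF_1$ with $F_1$ an integer, and then the sum over $z$ is $\varpi^h\sum_{z_0}e((c_vz_0^2+F_1z_0)/\varpi)$, a multiple of a quadratic Gauss sum, of modulus $\varpi^{h+1/2}$. There are at most $C_k$ such $v$, so $|\Sigma|\le C_k\varpi^{l/2}$.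
\end{proof}

\subsection{Approximating the multiplier}\label{sub:approx}
Fix a smooth even function $\psi$ on $\mathbb R$ with $0\le\psi\le1$, $\psi=1$ on $[-\frac12,\frac12]$ and support in $[-1,1]$. We define a finite set $\Theta_j\subset\mathbb Q/\mathbb Z$ of frequencies and coefficients $\varkappa(\theta)$.

For $w=1$, let $\Theta_j=\{\frac bq:b\bmod q\}$ and $\varkappa(\frac bq)=g(b)$.

For $w=\vartheta$ there is a second source of frequencies: the primes avoid the non-reduced classes modulo every $m$, so even $\sum\vartheta(y)e(\xi y)$ has peaks at all fractions $c/m$, of relative size $\mu(m)/\varphi(m)$. For a parameter $D\ge1$ let $M_j=2^{\lceil D\log_2j\rceil+1}$, a power of $2$ with $2j^D\le M_j\le4j^D$. Let $\Theta_j$ be the set of $\theta=\frac bq+\frac cm$ with $b\bmod q$, $1\le m<M_j$, $(m,q)=1$, $c\in U_m$, and put $\varkappa(\theta)=g^\times(b)\mu(m)/\varphi(m)$. The triple $(b,m,c)$ is determined by $\theta$, because an element of $\mathbb Q/\mathbb Z$ splits uniquely into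 a part whose denominator is composed of primes dividing $q$ and a part whose denominator is prime to $q$.

In both cases $|\varkappa|\le1$, and $\varkappa(\theta)$ does not depend on $j$. For a parameter $E\ge1$ put
\[
\tilde s_N(\xi)=\sum_{\theta\in\Theta_j}\varkappa(\theta)V_\beta\big(N(\xi-\theta)\big)\psi\big(Nj^{-E}(\xi-\theta)\big),
\]
with $\xi-\theta$ represented in $[-\frac12,\frac12)$. Given $A,D,E$, we take $j_0$ so large that
\begin{equation}\label{eq:sep}
(4j^{A+D})^{-2}>2j^E2^{-j}\qquad(j\ge j_0).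
\end{equation}
The left side is a lower bound for the distance between distinct rationals modulo $1$ with denominators at most $4j^{A+D}$. If $q\le j^A$, all $\theta\in\Theta_j$ have such denominators, so at most one term of $\tilde s_N(\xi)$ is nonzero and $|\tilde s_N|\le1$.

\begin{lemma}\label{lem:approx}
Given $A,A'\ge1$ there are $D,E\ge1$ and $j_0$ such that $s_N(\xi)=\tilde s_N(\xi)+O(j^{-A'})$ for all $j\ge j_0$, $q\le j^A$, $a\in U_q$, $|\beta|\le j^A$ and $\xi\in\mathbb T$.
\end{lemma}

\begin{proof}[Proof for $w=1$]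
By \eqref{eq:Sapprox}, $s_N(\xi)=\sum_bg(b)V_\beta(N\zeta_b)+O(q/N)$. The cutoff differs from $1$ only where $N|\zeta_b|\ge j^E/2$, and there $|V_\beta(N\zeta_b)|\le C\nu j^{-E}\le Cj^{A-E}$ by \eqref{eq:V}. So inserting the cutoffs costs $O(j^{2A-E})$. Take $D=1$ and $E=2A+A'$.
\end{proof}

\begin{proof}[Proof for $w=\vartheta$]
\emph{The local factor.} For $\theta\in\mathbb Q/\mathbb Z$ with denominator $l$ let $\mathfrak g(\theta)$ be the average of $e(au^k/q+\theta u)$ over $u\in U_Q$, where $Q=\operatorname{lcm}(q,l)$; the average over $U_{Q'}$ is the same for every multiple $Q'$ of $Q$, since $U_{Q'}\to U_Q$ is a surjective homomorphism. If $\theta=\frac bq+\frac cm$ with $(m,q)=1$, $c\in U_m$, then averaging over $U_{qm}\cong U_q\times U_m$ and using (T9) gives $\mathfrak g(\theta)=g^\times(b)\mu(m)/\varphi(m)$. If $\theta$ is not of this form, then some prime $\varpi\mid q$ divides $l$ to a higher power than it divides $q$. Then $\varpi^2\mid Q$, $q\mid Q/\varpi$ and $l\nmid Q/\varpi$.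 The map $u\mapsto u+Q/\varpi$ permutes $U_Q$, fixes $e(au^k/q)$ and multiplies $e(\theta u)$ by $e(\theta Q/\varpi)\ne1$. Hence $\mathfrak g(\theta)=0$.

\emph{Case I: $\|\xi-\theta\|\le j^E/N$ for some $\theta$ of denominator $l\le j^D$.} Let $\zeta\in[-\frac12,\frac12)$ represent $\xi-\theta$, let $Q=\operatorname{lcm}(q,l)\le j^{A+D}$, and let $A''=2A+D+E+A'$. Uniformly for $X\le N$ and $u\in U_Q$,
\[
\sum_{y\le X,\ y\equiv u\,(Q)}\vartheta(y)=\frac X{\varphi(Q)}+O(Nj^{-A''}):
\]
for $X\le Nj^{-A''}$ both terms are $O(Nj^{-A''})$ by Chebyshev's bound, and for larger $X$ we have $\log X\ge j/2$ and $Q\le(\log X)^{A+D+1}$, so the Siegel--Walfisz theorem applies. The function $\phi(x)=e(\beta(x/N)^k+\zeta x)$ has $\int_0^N|\phi'|\le2\pi(j^A+j^E)$ and $\int_0^N\phi=NV_\beta(N\zeta)$. By (T10),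
\[
\sum_{y\le N,\ y\equiv u\,(Q)}\vartheta(y)\phi(y)=\frac N{\varphi(Q)}V_\beta(N\zeta)+O(Nj^{-A''+A+E}).
\]
Multiply by $e(au^k/q+\theta u)$ and sum over the at most $j^{A+D}$ classes $u\in U_Q$; the primes dividing $Q$ contribute at most $\log Q$. This gives $s_N(\xi)=\mathfrak g(\theta)V_\beta(N\zeta)+O(j^{-A'})$. By \eqref{eq:sep}, no element of $\Theta_j$ other than $\theta$ contributes to $\tilde s_N(\xi)$. If $\theta=\frac bq+\frac cm$ as above, then $m\mid l$, so $m\le j^D<M_j$, $\theta\in\Theta_j$ and $\varkappa(\theta)=\mathfrak g(\theta)$. Otherwise $\theta\notin\Theta_j$ and $\mathfrak g(\theta)=0$. In both cases $\tilde s_N(\xi)=\mathfrak g(\theta)V_\beta(N\zeta)\psi(Nj^{-E}\zeta)$, and the cutoff costs $O(j^{A-E})$ by \eqref{eq:V}. This is acceptable if $E\ge A+A'$.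

\emph{Case II: otherwise.} Here both functions are small. If some $\theta=\frac bq+\frac cm\in\Theta_j$ contributes to $\tilde s_N(\xi)$, its denominator exceeds $j^D$ and is at most $qm$, so $m>j^{D-A}$ and $|\tilde s_N(\xi)|\le1/\varphi(m)\le Cj^{-(D-A)/2}$. For $s_N$, use \eqref{eq:gb} with $|g(b)|\le1$ and (T10) with $\phi(x)=e(\beta(x/N)^k)$:
\[
|s_N(\xi)|\le Cq\nu N^{-1}\max_b\max_{X\le N}\Big|\sum_{y\le X}\vartheta(y)e\big((\xi-\tfrac bq)y\big)\Big| .
\]
Let $D_1=E_1=2(2A+4+A')$. By (T1) there are coprime $h,l$ with $l\le Nj^{-E_1}$ and $|\xi-\frac bq-\frac hl|\le j^{E_1}/(lN)\le l^{-2}$. If $l\le j^{D_1}$, then $\xi$ is within $j^{E_1}/N$ of a rational with denominator at most $j^{D_1+A}$, which is excluded in Case II when $D\ge D_1+A$ and $E\ge E_1$. So $j^{D_1}<l\le Nj^{-E_1}$, and (T5) gives $|s_N(\xi)|\le Cj^{2A+4}(j^{-D_1/2}+N^{-1/5}+j^{-E_1/2})\le Cj^{-A'}$.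

Take $D=\max(D_1+A,A+2A')$, $E=\max(E_1,A+A')$, and then $j_0$ large.
\end{proof}

\subsection{A maximal inequality for several frequencies}\label{sub:multi}
For $\xi\in[-\frac12,\frac12)^n$ put $\Phi_j(\xi)=\prod_iV_\beta(N\xi_i)\psi(Nj^{-E}\xi_i)$, $N=2^j$, and regard $\Phi_j$ as a function on $\mathbb T^n$. When all frequencies lie in a lattice $\mathcal R^{-1}\mathbb Z^n$, they are indistinguishable on each coset of $\mathcal R\mathbb Z^n$. At scales $N\ge4\mathcal R$ this reduces the problem to one frequency; the remaining scales are only $O(\log2\mathcal R)$ in number.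

\begin{lemma}\label{lem:multi}
Let $\mathcal R\ge1$ be an integer, $\Theta\subset(\mathcal R^{-1}\mathbb Z/\mathbb Z)^n$, $\varkappa:\Theta\to\mathbb C$ with $|\varkappa|\le\varkappa^*$. Let $\mathcal J$ be a set of integers $j\ge1$ such that, for every $j\in\mathcal J$, $j^E2^{-j}<\frac12$ and $|\theta-\theta'|_\infty>2j^E2^{-j}$ for distinct $\theta,\theta'\in\Theta$. Let $\mathcal T_j$ have multiplier $\sum_{\theta\in\Theta}\varkappa(\theta)\Phi_j(\xi-\theta)$. Then
\[
\big\|\sup_{j\in\mathcal J}|\mathcal T_jf|\big\|_2\le C\varkappa^*\nu^{-n/k}(\log2\nu+\log2\mathcal R)^{1/2}\|f\|_2,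
\]
with $C$ depending only on $k,n,\psi$.
\end{lemma}

\begin{proof}
For each $\xi$ there is at most one $\theta\in\Theta$ such that $|\xi-\theta|_\infty\le j^E2^{-j}$ for some $j\in\mathcal J$: if $\theta,\theta'$ occur with $j,j'$, then $|\theta-\theta'|_\infty$ is at most twice the larger of $j^E2^{-j}$ and $j'^E2^{-j'}$, so $\theta=\theta'$. We call this the uniqueness property.

Compare $\Phi_j$ with a standard bump of the same height: write $\Phi_j=V_\beta(0)^n\Psi_j+D_j$, where $\Psi_j(\xi)=\prod_i\psi(N\xi_i)$. All three functions vanish unless $|\xi|_\infty\le j^E2^{-j}$.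

\emph{The part $D_j$.} Let $x=N|\xi|_\infty$. By \eqref{eq:V}, $|D_j|\le C\nu^{-n/k}$ everywhere. If $x\le\frac12$, all cutoffs equal $1$, and replacing the factors $V_\beta(N\xi_i)$ by $V_\beta(0)$ one at a time gives $|D_j|\le C\nu^{-(n-1)/k}x$. If $x\ge1$, then $\Psi_j(\xi)=0$, and using the second bound in \eqref{eq:V} in the largest coordinate gives $|D_j|\le C\nu^{-(n-1)/k}\nu/x$. Fix $\xi\ne0$ and sum $|D_j(\xi)|^2$ over $j$; the values of $x$ form a geometric progression with ratio $2$. The terms with $x\le\frac12\nu^{-1/k}$ sum to at most $C\nu^{-2(n-1)/k}\nu^{-2/k}$, those with $x\ge\nu^{1+1/k}$ to at most $C\nu^{-2(n-1)/k}\nu^2\nu^{-2-2/k}$, and there are $O(\log2\nu)$ terms in between. Also $D_j(0)=0$. So $\sum_j|D_j(\xi)|^2\le C\nu^{-2n/k}\log2\nu$. By the uniqueness property the same $\theta$ serves all $j\in\mathcal J$, and \eqref{eq:square} bounds this part by $C\varkappa^*\nu^{-n/k}(\log2\nu)^{1/2}$.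

\emph{The part $\Psi_j$, scales $N<4\mathcal R$.} There are at most $2+\log_2\mathcal R$ such scales, and each multiplier is bounded by $\varkappa^*|V_\beta(0)|^n\le C\varkappa^*\nu^{-n/k}$. By \eqref{eq:square} the bound is $C\varkappa^*\nu^{-n/k}(\log2\mathcal R)^{1/2}$.

\emph{The part $\Psi_j$, scales $N\ge4\mathcal R$.} Let $\Theta^+=(\mathcal R^{-1}\mathbb Z/\mathbb Z)^n$ and extend $\varkappa$ by $0$ to $\Theta^+$. Absorb the coefficients into the function, once for all scales: let $\hat h(\xi)=\varkappa(\theta)\hat f(\xi)$ for $|\xi-\theta|_\infty<\frac1{2\mathcal R}$, $\theta\in\Theta^+$. These cubes are disjoint and cover almost all of $\mathbb T^n$, so $\|h\|_2\le\varkappa^*\|f\|_2$. Since $\Psi_j$ is supported in $|\xi|_\infty\le\frac1N<\frac1{2\mathcal R}$,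
\[
\sum_{\theta\in\Theta}\varkappa(\theta)\Psi_j(\xi-\theta)\hat f(\xi)=\sum_{\theta\in\Theta^+}\Psi_j(\xi-\theta)\,\hat h(\xi).
\]
The kernel of the multiplier on the right is $\sum_{\theta\in\Theta^+}e(-\mathbf x\cdot\theta)\int\Psi_j(\xi)e(-\mathbf x\cdot\xi)\,d\xi$. The sum over $\theta$ is $\mathcal R^n$ for $\mathbf x\in\mathcal R\mathbb Z^n$ and $0$ otherwise, and the integral is at most $CN^{-n}(1+|\mathbf x|_\infty/N)^{-n-1}$ because $\psi$ is smooth with compact support. At $\mathbf x=\mathcal R\mathbf z$ the kernel is thus at most $C\rho^{-n}(1+|\mathbf z|_\infty/\rho)^{-n-1}$ with $\rho=N/\mathcal R\ge1$, which is at most $C\sum_{i\ge0}2^{-i}(2^i\rho)^{-n}\mathbf 1_{|\mathbf z|_\infty\le2^i\rho}$. So on each coset $\mathbf x_0+\mathcal R\mathbb Z^n\cong\mathbb Z^n$ the maximal operator is dominated by $C\mathcal H$ applied to the restriction of $h$. By (T8), summing squares over the cosets, this part is bounded by $C\varkappa^*\nu^{-n/k}$.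
\end{proof}

\subsection{Proof of Proposition~\ref{prop:major}(ii)}\label{sub:M2}
Take $A'=2nA+1$ in Lemma~\ref{lem:approx}, and let $j_0$ satisfy also \eqref{eq:sep}, which implies $j^E2^{-j}<\frac12$. Let $\mathcal J_0$ be the set of $j\ge j_0$ with $j^A\ge\mathcal Z:=\max(q,|\beta|)\ge1$. For $j\in\mathcal J_0$, $|s_N|\le C$ by Chebyshev's bound and $|\tilde s_N|\le1$, so $\prod_is_N(\xi_i)=\prod_i\tilde s_N(\xi_i)+O(j^{-A'})$. By \eqref{eq:square} the error contributes at most
\[
C\Big(\sum_{j\ge\mathcal Z^{1/A}}j^{-2A'}\Big)^{1/2}\le C\mathcal Z^{-(A'-1/2)/A}\le C\mathcal Z^{-2n}\le C(q\nu)^{-n},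
\]
since $q\nu\le2\mathcal Z^2$. This is where the restriction $j^A\ge\max(q,|\beta|)$ in the definition of $T_*$ is used: it turns decay in $j$ into decay in $q$ and $\beta$. The main term is
\[
\prod_i\tilde s_N(\xi_i)=\sum_{\theta\in\Theta_j^n}\varkappa(\theta)\Phi_j(\xi-\theta),\qquad\varkappa(\theta)=\prod_i\varkappa(\theta_i).
\]

For $w=1$ apply Lemma~\ref{lem:multi} with $\mathcal R=q$, $\Theta=(q^{-1}\mathbb Z/\mathbb Z)^n$, $\mathcal J=\mathcal J_0$ and $\varkappa^*=C_\epsilon q^{-n/k+\epsilon}$ from \eqref{eq:gb}; the separation holds by \eqref{eq:sep}. The factor $(\log2\nu+\log2q)^{1/2}$ is at most $C_\epsilon(q\nu)^\epsilon$.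

For $w=\vartheta$ the set of frequencies grows with $j$, so we group the frequencies by the size of the $m_i$. For $\mathbf d\in\mathbb Z_{\ge0}^n$ let $\Theta(\mathbf d)$ be the set of $\theta=(\frac{b_i}q+\frac{c_i}{m_i})_i$ with $(m_i,q)=1$, $c_i\in U_{m_i}$ and $2^{d_i}\le m_i<2^{d_i+1}$, and put $\bar d=\max_id_i$. Because $M_j$ is a power of $2$, the block $\Theta(\mathbf d)$ is contained in $\Theta_j^n$ if $2^{\bar d+1}\le M_j$ and is disjoint from it otherwise. Let $\mathcal J(\mathbf d)=\{j\in\mathcal J_0:2^{\bar d+1}\le M_j\}$. The maximal operator of the main term is at most the sum over $\mathbf d$ of the maximal operators of Lemma~\ref{lem:multi} with $\Theta=\Theta(\mathbf d)$, $\mathcal J=\mathcal J(\mathbf d)$. For $j\in\mathcal J(\mathbf d)$ all coordinates have denominators at most $qM_j\le4j^{A+D}$, so the separation holds by \eqref{eq:sep}. We may take $\mathcal R=q\operatorname{lcm}(1,\dots,2^{\bar d+1})$, so that $\log2\mathcal R\le\log2q+C2^{\bar d}$ by (T5), and, by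 Lemma~\ref{lem:units} and (T9),
\[
\varkappa^*=C_\epsilon q^{-n/2+\epsilon}\prod_i2^{-d_i(1-\epsilon)}.
\]
The block $\mathbf d$ thus contributes at most $C_\epsilon q^{-n/2+2\epsilon}\nu^{-n/k+\epsilon}2^{\bar d/2}\prod_i2^{-d_i(1-\epsilon)}$. The common denominator $\mathcal R$ is exponentially large in the $m_i$, but it enters only through $(\log2\mathcal R)^{1/2}$, and the decay $1/\varphi(m)$ of the coefficients beats this: $2^{\bar d/2}\prod_i2^{-d_i(1-\epsilon)}\le\prod_i2^{-d_i(1/2-\epsilon)}$, which is summable over $\mathbf d$ for $\epsilon<\frac12$. Renaming $\epsilon$ gives (ii). \qed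

With Propositions~\ref{prop:single}, \ref{prop:minor} and~\ref{prop:major} established, the proofs of Theorems~\ref{thm:main}, \ref{thm:sharp} and~\ref{thm:int} are complete.

\begin{thebibliography}{9}

\bibitem{ACHK}
Theresa C. Anderson, Brian Cook, Kevin Hughes, and Angel Kumchev,
\emph{On the ergodic Waring--Goldbach problem}, arXiv:1703.02713 (2017).

\bibitem{Davenport}
Davenport, \emph{Multiplicative Number Theory}.

\bibitem{MSW}
Magyar, Stein, and Wainger, Ann. of Math. 155 (2002).

\bibitem{Titchmarsh}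
Titchmarsh, \emph{Theory of the Riemann Zeta-function}.

\bibitem{Vaughan}
Vaughan, \emph{The Hardy--Littlewood Method}.

\bibitem{Wierdl}
Wierdl, Israel J. Math. 64 (1988).

\end{thebibliography}
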